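# Relative commutants in crossed products by topologically outer actions

## 1. A relative commutant theorem for locally compact groups

**Theorem 1.** Let $G$ be a locally compact group and let $\alpha:G\curvearrowright M$ be a continuous action on a factor $M$ such that $\alpha_g\notin\overline{\operatorname{Inn}}(M)$ for every $g\in G\setminus\{1\}$. Then
$$\pi_\alpha(M)'\cap\big(M\bar\otimes B(L^2(G))\big)=1\otimes L^\infty(G)\qquad\text{and}\qquad M'\cap(M\rtimes_\alpha G)=\mathbb C .$$

Let us unpack this. The factor $M$ acts faithfully and normally on a Hilbert space $\mathcal H$; nothing is assumed about its type, and no separability is assumed. The group $\operatorname{Aut}(M)$ acts on the predual by $\theta(\varphi)=\varphi\circ\theta^{-1}$. It carries the u-topology: $\theta_i\to\theta$ means $\|\theta_i(\varphi)-\theta(\varphi)\|\to0$ for every $\varphi\in M_*$. This makes $\operatorname{Aut}(M)$ a topological group, and an action is continuous if $g\mapsto\alpha_g$ is continuous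 for it. The inner automorphisms $\operatorname{Ad}u$ form a normal subgroup $\operatorname{Inn}(M)$. The elements of its closure $\overline{\operatorname{Inn}}(M)$ are called approximately inner, and an automorphism outside $\overline{\operatorname{Inn}}(M)$ is topologically outer. The action is outer if $\alpha_g\notin\operatorname{Inn}(M)$ for all $g\ne1$, and topologically outer if $\alpha_g\notin\overline{\operatorname{Inn}}(M)$ for all $g\neq1$. For $a\in M$ and $\varphi\in M_*$ write $(a\varphi)(y)=\varphi(ya)$ and $(\varphi a)(y)=\varphi(ay)$. Then $\operatorname{Ad}u(\varphi)=u\varphi u^*$, so $\theta$ is approximately inner exactly when some net of unitaries satisfies $\|u_i\varphi u_i^*-\theta(\varphi)\|\to0$ for all $\varphi\in M_*$.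

**Example 1.1.** If $M=B(\mathcal H)$, every automorphism is inner, so the hypothesis forces $G=\{1\}$.

**Example 1.2.** Let $M$ be the hyperfinite II$_1$ factor, the weak closure of an increasing union of subfactors $M_{(N)}\cong M_{2^N}(\mathbb C)$, with trace $\tau$. Every $\theta\in\operatorname{Aut}(M)$ is approximately inner. Indeed let $(e_{ij})$ be matrix units of $M_{(N)}$. The projections $e_{11}$ and $\theta(e_{11})$ have equal trace, so there is $v$ with $v^*v=e_{11}$, $vv^*=\theta(e_{11})$, and $u=\sum_i\theta(e_{i1})ve_{1i}$ is a unitary with $ue_{ij}=\theta(e_{i1})ve_{1j}=\theta(e_{ij})u$. For $a\in M_{(N)}$ and $\varphi=\tau(a\,\cdot)$ we get $u\varphi u^*=\tau(uau^*\,\cdot)=\tau(\theta(a)\,\cdot)=\theta(\varphi)$. Such $\varphi$, with $N$ varying, are norm dense in $M_*$. So again only $G=\{1\}$ is allowed.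

**Example 1.3.** Let $M=L(\mathbb F_2)$ with generators $\lambda_a,\lambda_b$. It is a textbook fact that this factor is full, that is, $\operatorname{Inn}(M)$ is closed. For $z\in\mathbb T$ let $\alpha_z(\lambda_a)=z\lambda_a$, $\alpha_z(\lambda_b)=\lambda_b$. This is a continuous action of $\mathbb T$: it preserves the trace and is $\|\cdot\|_2$-continuous. If $\alpha_z=\operatorname{Ad}u$ with $u=\sum_gc_g\lambda_g$, then $|c_g|$ is constant on conjugacy classes. Since $\sum|c_g|^2<\infty$ and all classes except $\{e\}$ are infinite, $u$ is scalar, so $z=1$. The action is outer, hence topologically outer because $\operatorname{Inn}(M)$ is closed.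

The question whether topological outerness implies $M'\cap(M\rtimes_\alpha G)=\mathbb C$ is taken from Basile Morando, "Strictly outer actions of locally compact groups: beyond the full factor case", arXiv:2407.11738 (2024). A known result of Marrakchi and Vaes says that for a full factor $M$ with separable predual, outerness of $\alpha$ alone implies $M'\cap(M\rtimes_\alpha G)=\mathbb C$. For non-full factors outerness alone does not suffice, and Section 3 contains an example.

The proof gives two more statements. Put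
$$H_\alpha=\{g\in G:\alpha_g\in\overline{\operatorname{Inn}}(M)\},$$
a closed normal subgroup of $G$, being the preimage of a closed normal subgroup under a continuous homomorphism.

**Theorem 2.** The conclusions of Theorem 1 hold as soon as $\alpha$ is outer and $H_\alpha$ is a discrete subgroup of $G$.

**Theorem 3.** If $M$ is a finite factor and $\alpha$ is any continuous action, then $\pi_\alpha(M)'\cap(M\bar\otimes B(L^2(G)))$, and in particular $M'\cap(M\rtimes_\alpha G)$, commutes with
$$L^\infty(H_\alpha\backslash G):=\{\varphi\in L^\infty(G):\varphi(h\,\cdot)=\varphi\ \ \forall h\in H_\alpha\}.$$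

Theorem 1 is the case $H_\alpha=\{1\}$ of Theorem 2, since inner automorphisms are approximately inner. So the work is to prove Theorems 2 and 3.

## 2. Crossed products, slice maps and the standard form

Fix a left Haar measure on $G$ and let $\Delta_G$ be the modular function, normalized by $\int f(hs)\,dh=\Delta_G(s)^{-1}\int f(h)\,dh$. The algebra $L^\infty(G)=L^1(G)^*$ acts on $L^2(G)$ by multiplication and is its own commutant.

**Definition.** The crossed product $M\rtimes_\alpha G$ is the von Neumann algebra on $L^2(G,\mathcal H)=\mathcal H\otimes L^2(G)$ generated by the operators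
$$(\pi_\alpha(x)\xi)(h)=\alpha_{h}^{-1}(x)\xi(h)\quad(x\in M),\qquad (u_g\xi)(h)=\xi(g^{-1}h)\quad(g\in G).$$

We write $\pi=\pi_\alpha$ and identify $M$ with $\pi(M)$. Then $u_g=1\otimes\lambda_g$ and $u_g\pi(x)u_g^*=\pi(\alpha_g(x))$. For instance, if $\alpha$ is trivial, then $\pi(x)=x\otimes1$ and the crossed product is $M\bar\otimes L(G)$.

We use the following textbook facts.

1. $(M\bar\otimes N)'=M'\bar\otimes N'$. In particular $(M'\otimes1)'=M\bar\otimes B(\mathcal K)$. As $\pi(M)$ and the $u_g$ commute with $M'\otimes1$, we have $M\rtimes_\alpha G\subset M\bar\otimes B(L^2(G))$.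
2. For $\mu\in B(\mathcal K)_*$ the slice map $\mathrm{id}\otimes\mu:B(\mathcal H)\bar\otimes B(\mathcal K)\to B(\mathcal H)$ is normal, satisfies $(\mathrm{id}\otimes\mu)((a\otimes1)x(b\otimes1))=a(\mathrm{id}\otimes\mu)(x)b$, and maps $M\bar\otimes B(\mathcal K)$ into $M$. If all slices of $x$ vanish, then $x=0$. For $k,k'\in\mathcal K$ the slice by a vector functional is written $(1\otimes k'^*)x(1\otimes k)$, where $(1\otimes k)\xi=\xi\otimes k$.
3. If $M$ is a factor and $N\subset B(\mathcal K)$ a von Neumann algebra, then $(M\otimes1)'\cap(M\bar\otimes N)=1\otimes N$. Indeed the slices of such an $x$ lie in $M$ and commute with $M$, so $(\mathrm{id}\otimes\mu)(x)=c(\mu)1$ with $c$ a bounded functional on $B(\mathcal K)_*$, that is, $c(\mu)=\mu(y)$ for some $y$. Hence $x=1\otimes y$, and $y\in N$ because $x$ commutes with $1\otimes N'$.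
4. Comparison theorem: for projections $e,f$ in a von Neumann algebra there is a central projection $z$ with $ze\precsim zf$ and $(1-z)f\precsim(1-z)e$.
5. Standard form (Haagerup): $M$ acts on $L^2(M)$ with an antiunitary involution $J$, $JMJ=M'$, and a self-dual positive cone fixed pointwise by $J$, which spans $L^2(M)$. We write $\xi y:=Jy^*J\xi$. Each $\varphi\in M_*^+$ has a unique vector $\varphi^{1/2}$ in the cone with $\varphi(y)=\langle y\varphi^{1/2},\varphi^{1/2}\rangle$, all vectors of the cone have this form, and $\|\varphi^{1/2}-\chi^{1/2}\|^2\le\|\varphi-\chi\|$. Thus $J(y\varphi^{1/2})=\varphi^{1/2}y^*$ and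
$$\|y\varphi^{1/2}\|^2=\varphi(y^*y),\qquad\|\varphi^{1/2}y\|^2=\varphi(yy^*).$$
There are canonical unitaries $v_h$ with $v_hyv_h^*=\alpha_h(y)$, $v_hJ=Jv_h$, $v_{gh}=v_gv_h$ and $v_h\varphi^{1/2}=(\varphi\circ\alpha_h^{-1})^{1/2}$. By the norm inequality above and continuity of $\alpha$, $h\mapsto v_h$ is strongly continuous.

**Example 2.1.** For $M=M_n(\mathbb C)$: $L^2(M)=M_n(\mathbb C)$ with $\langle\xi,\eta\rangle=\operatorname{Tr}(\eta^*\xi)$, $J\xi=\xi^*$, left and right multiplication are the usual ones, and $\varphi=\operatorname{Tr}(a\,\cdot)$ has $\varphi^{1/2}=a^{1/2}$. The canonical unitary of $\operatorname{Ad}w$ is $\xi\mapsto w\xi w^*$.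

**Lemma 2.2.** If $\pi(M)'\cap(M\bar\otimes B(L^2(G)))=1\otimes L^\infty(G)$, then $M'\cap(M\rtimes_\alpha G)=\mathbb C$.

*Proof.* The algebras depend only on $M$, not on $\mathcal H$: an isomorphism of $M$ onto another concrete copy extends to $M\bar\otimes B(L^2(G))$ and respects $\pi$ and $u_g$. So take $\mathcal H=L^2(M)$. Let $(\rho_s\xi)(h)=\Delta_G(s)^{1/2}\xi(hs)$. The unitary $v_s\otimes\rho_s$ commutes with $\pi(M)$, since $v_s\alpha_{hs}^{-1}(x)v_s^*=\alpha_h^{-1}(x)$, and with $1\otimes\lambda_g$. So it commutes with $M\rtimes_\alpha G$. If $x\in M'\cap(M\rtimes_\alpha G)$, then $x=1\otimes\varphi$ by hypothesis, and commutation with $v_s\otimes\rho_s$ says that $\varphi$ is invariant under right translations. Take $u\in C_c(G)$ with $\int u=1$. Then $\varphi=\int u(s)\varphi(\cdot\,s)\,ds$ (weak* integral) is represented by the continuous function $h\mapsto\int\varphi(s)u(h^{-1}s)\,ds$. A continuous function that is right invariant almost everywhere, for each translation,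 is right invariant everywhere, so it is constant. $\square$

Outerness in Theorem 2 cannot be dropped. If $\alpha_g=\operatorname{Ad}u$ with $g\ne1$, then $\pi(u)^*u_g\pi(x)=\pi(u^*\alpha_g(x))u_g=\pi(xu^*)u_g$, so $\pi(u)^*u_g\in M'\cap(M\rtimes_\alpha G)$. It is not scalar, because otherwise $u_g$ would be a multiple of $\pi(u)$ and commute with $1\otimes L^\infty(G)$.

## 3. Discrete groups, and an outer circle action with a large relative commutant

**Discrete groups.** Let $G$ be discrete and $\alpha$ outer. An element $x\in M\bar\otimes B(\ell^2(G))$ is a matrix $(x_{g,h})$ with entries in $M$, and $x\in\pi(M)'$ means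
$$x_{g,h}\,\alpha_h^{-1}(y)=\alpha_g^{-1}(y)\,x_{g,h}\qquad(y\in M,\ g,h\in G).$$
Replacing $y$ by $\alpha_h(y)$, we see that $n=x_{g,h}$ satisfies $ny=\theta(y)n$ with $\theta=\alpha_{g^{-1}h}$. The following elementary fact finishes the case, and will be used again in Section 9.

> (3.1) Let $\theta\in\operatorname{Aut}(M)$ and $n\in M$ with $ny=\theta(y)n$ for all $y\in M$. Then $n^*n$ and $nn^*$ are scalars. If $n\neq0$, then $\theta$ is inner.

Indeed $n^*ny=n^*\theta(y)n=(\theta(y^*)n)^*n=(ny^*)^*n=yn^*n$, and $nn^*\theta(y)=n(\theta(y^*)n)^*=n(ny^*)^*=nyn^*=\theta(y)nn^*$. So both products are central, hence scalars; they are equal, and a multiple of $n$ is a unitary implementing $\theta$.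

Thus $x_{g,h}=0$ for $g\ne h$, and $x_{g,g}$ commutes with $M$, so it is scalar. We get $x\in1\otimes\ell^\infty(G)$: for discrete groups outerness alone gives everything.

**A circle action.** For non-discrete groups outerness alone does not suffice. Let $\lambda_0=1$, $\lambda_{n+1}=3\lambda_n+1$, let $M=\bigotimes_{n\ge0}(M_2(\mathbb C),\mathrm{tr})$ be the hyperfinite II$_1$ factor, and let $\mathbb T=\mathbb R/2\pi\mathbb Z$ act by
$$\alpha_t=\bigotimes_{n\ge0}\operatorname{Ad}\begin{pmatrix}1&0\\0&e^{it\lambda_n}\end{pmatrix}.$$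
The action preserves the trace and is norm continuous on finite tensors, so it is continuous.

It is outer. Suppose $\alpha_t=\operatorname{Ad}u$ and let $e^{(n)}_{12}$ be the matrix unit in the $n$-th factor. Approximating $u$ in $\|\cdot\|_2$ by elements of finitely many factors gives $\|ue_{12}^{(n)}-e_{12}^{(n)}u\|_2\to0$. As $\alpha_t(e_{12}^{(n)})=e^{-it\lambda_n}e_{12}^{(n)}$, we get $e^{it\lambda_n}\to1$. Then $e^{it}=e^{it\lambda_{n+1}}(e^{it\lambda_n})^{-3}\to1$, so $t=0$ in $\mathbb T$.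

Its fixed point algebra is the diagonal algebra $D$. By induction $\sum_{k<n}\lambda_k<\lambda_n$: the case $n=0$ is $0<1$, and $\sum_{k\le n}\lambda_k<2\lambda_n<\lambda_{n+1}$. So $\sum_n\lambda_n(\sigma_n-\tau_n)\ne0$ for distinct $\sigma,\tau\in\{0,1\}^N$: the largest index with $\sigma_n\ne\tau_n$ dominates. Since $\alpha_t(e_{\sigma\tau})=e^{it\sum\lambda_n(\sigma_n-\tau_n)}e_{\sigma\tau}$ for the matrix units of the first $N$ factors, the fixed points there are diagonal. The trace preserving conditional expectations $E_N$ onto the first $N$ factors commute with $\alpha$, and $x=\lim E_N(x)$ in $\|\cdot\|_2$. So $M^{\mathbb T}=D$.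

Now let $p=\int_{\mathbb T}u_t\,dt$ (normalized measure), the projection onto the constant functions. As $u_tp=p$,
$$p\,\pi(x)u_s\,p=\int u_t\pi(x)p\,dt=\int\pi(\alpha_t(x))p\,dt=\pi(E(x))p,\qquad E(x)=\int\alpha_t(x)\,dt\in D .$$
The operators $\pi(x)u_s$ span a weakly dense subspace of $M\rtimes_\alpha\mathbb T$, so the corner $p(M\rtimes_\alpha\mathbb T)p$ is commutative. It contains $\pi(D)p\cong D$, so it is not $\mathbb C p$. If $M'\cap(M\rtimes_\alpha\mathbb T)$ were $\mathbb C$, then $M\rtimes_\alpha\mathbb T$ would be a factor and so would its corner, a contradiction. This agrees with Theorem 1: by Example 1.2 all $\alpha_t$ are approximately inner.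

## 4. Vanishing matrix coefficients, and what an intertwiner must satisfy

Let us try the matrix entry argument for general $G$, say $\sigma$-compact, with $\mathcal H=L^2(M)$. Put $R_1=\pi(M)'\cap(M\bar\otimes B(L^2(G)))$ and suppose $x\in R_1$ does not commute with $1\otimes L^\infty(G)$. Writing $1_C$ for $1\otimes1_C$, there are disjoint compact sets $C,C'$ with $1_{C'}x1_C\ne0$. Some point $(c',c)\in C'\times C$ has $1_Ex1_W\neq0$ for all neighbourhoods $E$ of $c'$ and $W$ of $c$. Otherwise, fixing $c$ and covering $C'$ by finitely many such $E$, we would find $W_c\ni c$ with $1_{C'}x1_{W_c}=0$, and covering $C$ by finitely many $W_c$ would give $1_{C'}x1_C=0$. The unitaries $v_s\otimes\rho_s$ of Lemma 2.2 normalize $R_1$ and translate supports on the right, so we may move $c$ to $1$ and $c'$ to $g=c'c^{-1}\ne1$. For unit vectors $k\in L^2(W)$, $k'\in L^2(E)$ the slice $b=(1\otimes k'^*)x(1\otimes k)\in M$ satisfies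
$$\|by-\alpha_g^{-1}(y)b\|\le\|x\|\Big(\sup_{h\in W}\|\alpha_h^{-1}(y)-y\|+\sup_{h\in E}\|\alpha_h^{-1}(y)-\alpha_g^{-1}(y)\|\Big),\tag{4.1}$$
because $x\pi(y)=\pi(y)x$. If $h\mapsto\alpha_h(y)$ is norm continuous, the right side tends to $0$ as $W$ and $E$ shrink. It looks as if $\alpha_g$ were close to inner.

The argument stops here: nothing bounds $b$ from below. For the trivial action and $x=1\otimes T$, with $T$ an integral operator with bounded kernel, $|\langle Tk,k'\rangle|\le\sup|T(\cdot,\cdot)|\,|W|^{1/2}|E|^{1/2}\to0$. In the discrete case this could not happen, because $W$ and $E$ were points. When $b\to0$, (4.1) has no content. There is a second defect. To approximate $\alpha_g^{-1}$ in the u-topology one has to control $b\chi-\beta(\chi)b$ for normal states $\chi$, where $\beta=\alpha_g^{-1}$, and (4.1) says nothing about states. For a trace $\tau$ and $\chi=\tau$ the vector version $b\tau^{1/2}=\tau^{1/2}b$ is free; in general it is not.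

The proof repairs both defects. Against the first, we do not compress a given $x$ but use the comparison theorem in a suitable algebra to produce $w$ with $w^*w=1\otimes1_{S'}$ exactly, $S'$ a small set near $1$, and $ww^*\le1\otimes1_E$. The slices $b_j=(1\otimes k_j'^*)w(1\otimes k)$ along an orthonormal basis then satisfy $\sum_jb_j^*b_j=1$. Comparison requires control of the centre, and the centre will turn out to be $L^\infty$ of a coset space $K\backslash L$; the group $K$ becomes the main object. Against the second defect, observe that $\|\chi_g^{1/2}b-b\chi^{1/2}\|$, with $\chi_g=\chi\circ\alpha_g$, equals $\|(\Delta_{\chi_g,\chi}^{1/2}-1)b\chi^{1/2}\|$ for the relative modular operator. So we want $w$ to commute with the field $(\Delta_{\chi_h,\chi})_h$. Elements of $R_1$ need not do so, but after adding a variable $p\in\mathbb R$ we can restrict to operators commuting with $e^{-p}\Delta_{\chi_h,\chi}$ without losing information about $R_1$. Hence $L=G\times\mathbb R$.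

## 5. Reduction to $\sigma$-compact groups and $\sigma$-finite factors

**Step 1: $G$ may be taken $\sigma$-compact.** *Purpose: to have $L^1$-functions that are positive everywhere, and countable coverings.* Let $x\in\pi(M)'\cap(M\bar\otimes B(L^2(G)))$, let $C\subset G$ be compact and let $G_1\supset C$ be an open $\sigma$-compact subgroup (generated by a compact neighbourhood of $C\cup\{1\}$). Then $1_{G_1}x1_{G_1}\in\pi_{\alpha|G_1}(M)'\cap(M\bar\otimes B(L^2(G_1)))$. The hypotheses of Theorem 2 pass to $\alpha|_{G_1}$, since $H_{\alpha|G_1}=H_\alpha\cap G_1$. If the first conclusion holds for $G_1$, then $1_Cx1_C\in1\otimes L^\infty(G)$. As $1_Cx1_C\to x$ weakly along the compact sets, $x\in1\otimes L^\infty(G)$. The second conclusion follows by Lemma 2.2. From now on $G$ is $\sigma$-compact.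

**Lemma 5.1.** There is a continuous $f\in L^1(G)$ with $f>0$ everywhere such that for every $\varepsilon>0$ there is a neighbourhood $U$ of $1$ with $|f(hs)-f(s)|\le\varepsilon f(s)$ for all $h\in U$, $s\in G$.

*Proof.* Let $\vartheta\in C_c(G)_+$ be symmetric, $\vartheta(s)=\vartheta(s^{-1})$, with $\vartheta(1)>0$ and $\int\vartheta=1$, and $V=\{\vartheta>0\}$. Then $V$ is open, symmetric and relatively compact, and $\bar V\subset V^2$. By induction $\{\vartheta^{*n}>0\}=V^n$: the integral $\vartheta^{*n}(s)=\int\vartheta(t)\vartheta^{*(n-1)}(t^{-1}s)\,dt$ is positive iff there is $t\in V$ with $t^{-1}s\in V^{n-1}$. For $h\in V$ the function $s\mapsto\vartheta(hs)-\vartheta(s)$ vanishes off the compact set $\bar V\bar V\subset V^4$, on which $\vartheta^{*4}\ge c>0$. So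
$$|\vartheta(hs)-\vartheta(s)|\le\omega_h\vartheta^{*4}(s),\qquad\omega_h=c^{-1}\|\vartheta(h\,\cdot)-\vartheta\|_\infty\to0\quad(h\to1).$$
Since $\vartheta^{*n}(hs)=\int\vartheta(ht)\vartheta^{*(n-1)}(t^{-1}s)\,dt$, we get $|\vartheta^{*n}(hs)-\vartheta^{*n}(s)|\le\omega_h\vartheta^{*(n+3)}(s)$. Put $f_0=\sum_{n\ge1}2^{-n}\vartheta^{*n}$. It is continuous because $\|\vartheta^{*n}\|_\infty\le\|\vartheta\|_\infty$, it is integrable, and
$$|f_0(hs)-f_0(s)|\le\omega_h\sum_n2^{-n}\vartheta^{*(n+3)}(s)\le8\omega_hf_0(s).$$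
It is positive on the open subgroup $G_0=\bigcup_nV^n$ and zero elsewhere. As $G$ is $\sigma$-compact, $G=\bigsqcup_iG_0s_i$ is a countable union, and $f(s)=\sum_ic_if_0(ss_i^{-1})$ with small $c_i>0$ is integrable and has the required properties. $\square$

**Step 2: $M$ may be taken $\sigma$-finite.** *Purpose: to have faithful normal states, and the equivalence of all infinite projections.* A finite factor has a faithful normal trace, so it is $\sigma$-finite. Let $M$ be infinite. We first find a normal state $\psi_0$ whose support $q_0$ is an infinite projection. Take countably many equivalent orthogonal nonzero projections in $M$, a nonzero $\sigma$-finite projection below the first (the support of a normal state), and add up its copies below the others; a weighted sum of the corresponding states is $\psi_0$. The functional $\int f(s)\,\psi_0\circ\alpha_s^{-1}\,ds$ vanishes on a projection $e$ iff $\psi_0(\alpha_s^{-1}(e))=0$ for all $s$ (the integrand is continuous and $f>0$), that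 is, iff $e\perp\alpha_s(q_0)$ for all $s$. So its support is $q=\bigvee_s\alpha_s(q_0)$, which is therefore $\sigma$-finite, infinite and $G$-invariant.

There are $e_i\in M$ with $e_i^*e_j=\delta_{ij}q$ and $\sum_ie_ie_i^*=1$. Take a maximal orthogonal family, nonempty, of projections equivalent to $q$. By comparability and maximality the remainder is $\precsim q$. It can be absorbed into one member of the family, because $q\oplus q\sim q$ for an infinite projection of a factor.

Suppose unitaries $u\in qMq$ along a net satisfy $\|u\varphi u^*-\alpha_g(\varphi)\|\to0$ for all $\varphi\in(qMq)_*$. Put $U=\sum_i\alpha_g(e_i)ue_i^*$, a unitary of $M$ with $Ue_i=\alpha_g(e_i)u$. Then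
$$U(e_i\varphi e_j^*)U^*=\alpha_g(e_i)\,u\varphi u^*\,\alpha_g(e_j)^*\to\alpha_g(e_i\varphi e_j^*),$$
and the functionals $e_i\varphi e_j^*$ span a dense subspace of $M_*$. So $\alpha_g|_{qMq}\in\overline{\operatorname{Inn}}(qMq)$ implies $\alpha_g\in\overline{\operatorname{Inn}}(M)$. In the same way $\alpha_g|_{qMq}=\operatorname{Ad}u$ implies $\alpha_g=\operatorname{Ad}U$, since $U(e_ixe_j^*)U^*=\alpha_g(e_ixe_j^*)$ for $x\in qMq$. Hence the hypotheses of Theorem 2 pass to the action on $qMq$.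

Conversely let $x\in\pi(M)'\cap(M\bar\otimes B(L^2(G)))$. As $\pi(q)=q\otimes1$, the theorem for $qMq$ gives $x\pi(q)=(1\otimes\varphi)\pi(q)$ for some $\varphi\in L^\infty(G)$. Both $x$ and $1\otimes\varphi$ commute with $\pi(M)$, so $(x-1\otimes\varphi)\pi(yqy')=0$ for $y,y'\in M$. These elements $yqy'$ span a weakly dense ideal of $M$, so $x=1\otimes\varphi$.

**From now on $G$ is $\sigma$-compact, $M$ is a $\sigma$-finite factor and $\mathcal H=L^2(M)$.**

## 6. Relative modular operators, continuous fields and a comparison lemma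

We write $\varphi_h=\varphi\circ\alpha_h$, so $\varphi_h^{1/2}=v_h^*\varphi^{1/2}$ and $\chi_{h_1g}=\chi\circ\alpha_{h_1}\circ\alpha_g$.

**Relative modular operators** (Takesaki, *Theory of Operator Algebras II*). For faithful $\varphi,\chi\in M_*^+$ the operator $\Delta_{\varphi,\chi}$ is positive, self-adjoint and nonsingular; $M\chi^{1/2}$ is a core of $\Delta_{\varphi,\chi}^{1/2}$ and
$$\Delta_{\varphi,\chi}^{1/2}\,y\chi^{1/2}=\varphi^{1/2}y\qquad(y\in M).$$
With $\Delta_\chi=\Delta_{\chi,\chi}$, the modular group $\sigma^\varphi$ and the Connes cocycle $[D\varphi:D\chi]_t\in M$ one has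
$$\Delta_{c\varphi,\chi}=c\Delta_{\varphi,\chi}\ (c>0),\quad\Delta_{\varphi,\chi}^{it}=[D\varphi:D\chi]_t\Delta_\chi^{it},\quad J\Delta_{\varphi,\chi}J=\Delta_{\chi,\varphi}^{-1},\quad v_h\Delta_{\varphi,\chi}v_h^*=\Delta_{\varphi\alpha_h^{-1},\chi\alpha_h^{-1}},$$
$$\Delta_{\varphi,\chi}^{it}y\Delta_{\varphi,\chi}^{-it}=\sigma_t^\varphi(y),\quad\Delta_{\varphi,\chi}^{it}JyJ\Delta_{\varphi,\chi}^{-it}=J\sigma_t^\chi(y)J,\quad[D\varphi\theta:D\chi\theta]_t=\theta^{-1}([D\varphi:D\chi]_t).$$
Since $J$ is antilinear, $J\Delta_{\varphi,\chi}^{it}J=\Delta_{\chi,\varphi}^{it}$, and the chain rule for cocycles gives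
$$\Delta_{\varphi',\chi}^{it}=[D\varphi':D\varphi]_t\,\Delta_{\varphi,\chi}^{it},\qquad\Delta_{\varphi,\chi'}^{it}=J[D\chi':D\chi]_tJ\,\Delta_{\varphi,\chi}^{it}.\tag{6.1}$$

**Example 6.1.** For $M=M_n(\mathbb C)$, $\varphi=\operatorname{Tr}(a\,\cdot)$, $\chi=\operatorname{Tr}(b\,\cdot)$ with $a,b$ invertible: $\Delta_{\varphi,\chi}\xi=a\xi b^{-1}$, since $a^{1/2}(yb^{1/2})b^{-1/2}=a^{1/2}y$. The cocycle is $a^{it}b^{-it}$. The first formula of (6.1) changes the left factor $a^{it}$, the second the right factor $b^{-it}$.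

**Continuous fields.** Let $Y$ be a $\sigma$-compact locally compact space with a Radon measure. Then $L^2(Y,\mathcal H)=\mathcal H\otimes L^2(Y)$ consists of classes of Bochner measurable functions. A bounded strongly continuous field $(T_y)_{y\in Y}$ in $B(\mathcal H)$ maps such functions to such functions: for $\xi\in\mathcal H$ the function $y\mapsto T_y\xi$ is continuous with separable range. So it defines an operator $(T_y)_y$ on $L^2(Y,\mathcal H)$. If all $T_y\in M$, it commutes with $M'\otimes1$ and $1\otimes L^\infty(Y)$, so it lies in $M\bar\otimes L^\infty(Y)$; the same holds with $M'$ in place of $M$.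

**Lemma 6.2.** For $y\in Y$ let $D(y)$ be positive, self-adjoint and nonsingular on $\mathcal H$, and let $\mathcal C$ be a common core of all $D(y)^{1/2}$ such that $y\mapsto D(y)^{1/2}\zeta$ is continuous for $\zeta\in\mathcal C$. Then for $f\in C_b((0,\infty))$ the field $f(D(y))$ is strongly continuous, and there is a unique positive nonsingular self-adjoint $D$ on $L^2(Y,\mathcal H)$ with $f(D)=(f(D(y)))_y$ for all $f\in C_b((0,\infty))$. Moreover $\eta\in\operatorname{dom}D^{1/2}$ iff $\eta(y)\in\operatorname{dom}D(y)^{1/2}$ a.e. and $\int\|D(y)^{1/2}\eta(y)\|^2dy<\infty$, and then $(D^{1/2}\eta)(y)=D(y)^{1/2}\eta(y)$ a.e.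

*Proof.* Put $A_y=D(y)^{1/2}$. On the dense set $(A_y+i)\mathcal C$ we have $(A_{y'}+i)^{-1}(A_y+i)\zeta-\zeta=(A_{y'}+i)^{-1}(A_y-A_{y'})\zeta\to0$ as $y'\to y$; the same with $-i$. So the resolvents of $A_y$ are strongly continuous in $y$, and by Stone–Weierstrass so is $g(D(y))$ for $g\in C_c((0,\infty))$. Let $f\in C_b((0,\infty))$ and $y_i\to y$. Vectors $g(D(y))\xi$ with $g\in C_c((0,\infty))$ are dense, as $D(y)$ is nonsingular, and
$$f(D(y_i))g(D(y))\xi=(fg)(D(y_i))\xi+o(1)\to(fg)(D(y))\xi=f(D(y))g(D(y))\xi .$$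
So $f(D(y_i))\to f(D(y))$ strongly. The map $\Phi(f)=(f(D(y)))_y$ is a $*$-homomorphism, and by dominated convergence $\Phi(f_n)\to\Phi(f)$ strongly whenever $f_n\to f$ pointwise and $\sup\|f_n\|_\infty<\infty$. Applied to $f_n\in C_c$, $f_n\uparrow1$, this shows that $\Phi|_{C_0((0,\infty))}$ is nondegenerate. It is therefore given by a spectral measure on $(0,\infty)$, that is, by a unique positive nonsingular $D$ with $f(D)=\Phi(f)$ for $f\in C_0((0,\infty))$. For $f\in C_b((0,\infty))$ compare the limits of $(ff_n)(D)=\Phi(ff_n)$.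

Finally, $\eta\in\operatorname{dom}D^{1/2}$ iff $\sup_n\|\min(D,n)^{1/2}\eta\|^2=\sup_n\int\|\min(D(y),n)^{1/2}\eta(y)\|^2dy<\infty$, and monotone convergence gives the domain. Then $\min(D,n)^{1/2}\eta\to D^{1/2}\eta$ in norm, while the fibres converge pointwise to $D(y)^{1/2}\eta(y)$. $\square$

The lemma applies to $\Delta_{\chi_h,\chi}$, $h\in G$, with core $M\chi^{1/2}$: $\Delta_{\chi_h,\chi}^{1/2}y\chi^{1/2}=(v_h^*\chi^{1/2})y$ is continuous in $h$. In particular $h\mapsto\Delta_{\chi_h,\chi}^{it}$, and so $h\mapsto[D\chi_h:D\chi]_t$, is strongly continuous.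

**Lemma 6.3 (comparison).** Let $\varphi_1,\varphi_2,\chi\in M_*^+$ be faithful, $(1+\varepsilon)^{-1}\varphi_1\le\varphi_2\le(1+\varepsilon)\varphi_1$, $A=\Delta_{\varphi_1,\chi}$, $B=\Delta_{\varphi_2,\chi}$. Then $\operatorname{dom}A^{1/2}=\operatorname{dom}B^{1/2}$, and for $\zeta$ in it
$$\|(A^{1/2}-1)\zeta\|^2\le\|(B^{1/2}-1)\zeta\|^2+\varepsilon\|B^{1/2}\zeta\|^2+\varepsilon\|B^{1/2}\zeta\|\,\|\zeta\|.$$

*Proof.* On the common core $M\chi^{1/2}$ we have $\|\Delta_{\varphi_i,\chi}^{1/2}y\chi^{1/2}\|^2=\varphi_i(yy^*)$. Taking limits in the equivalent graph norms, the domains agree and $(1+\varepsilon)^{-1}\|B^{1/2}\zeta\|^2\le\|A^{1/2}\zeta\|^2\le(1+\varepsilon)\|B^{1/2}\zeta\|^2$. Let $S=(1+\varepsilon)^{-1}B$, so $\|S^{1/2}\zeta\|\le\|A^{1/2}\zeta\|$. For $\lambda>0$ the operator $C=(S+\lambda)^{1/2}(A+\lambda)^{-1/2}$ is everywhere defined and contractive, and $(A+\lambda)^{-1/2}\xi=C^*(S+\lambda)^{-1/2}\xi$. Hence $(A+\lambda)^{-1}\le(S+\lambda)^{-1}$, that is, $S(S+\lambda)^{-1}\le A(A+\lambda)^{-1}$.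 From $t^{1/2}=\pi^{-1}\int_0^\infty\lambda^{-1/2}\frac{t}{t+\lambda}d\lambda$, the spectral theorem and Tonelli,
$$\langle A^{1/2}\zeta,\zeta\rangle\ge\langle S^{1/2}\zeta,\zeta\rangle=(1+\varepsilon)^{-1/2}\langle B^{1/2}\zeta,\zeta\rangle .$$
Now expand $\|(A^{1/2}-1)\zeta\|^2=\|A^{1/2}\zeta\|^2-2\langle A^{1/2}\zeta,\zeta\rangle+\|\zeta\|^2$, insert both estimates, and use $2(1-(1+\varepsilon)^{-1/2})\le\varepsilon$. $\square$

We also use the lemma for families $(\zeta_j)_j$ or fields $\zeta(y)$: sum or integrate, and apply Cauchy–Schwarz to the last term.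

**Definition.** $\mathcal T$ is the set of faithful normal states $\chi$ such that for every $\varepsilon>0$ there is a neighbourhood $U$ of $1$ in $G$ with $(1+\varepsilon)^{-1}\chi\le\chi\circ\alpha_h\le(1+\varepsilon)\chi$ for $h\in U$. Further, $A=\{y\in M:h\mapsto\alpha_h(y)\text{ is norm continuous}\}$, and for $c\in C_c(G)$, $y\in M$ we put $\alpha_c^\vee(y)=\int c(s)\alpha_s^{-1}(y)\,ds$.

For example, $\alpha$-invariant faithful normal states lie in $\mathcal T$. If $G$ is discrete, $\mathcal T$ consists of all faithful normal states and $A=M$.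

**Lemma 6.4.** $\mathcal T$ is norm dense in the set of normal states. The set $A$ is $\alpha$-invariant, and $\alpha^\vee_c(y)\in A$ for all $c\in C_c(G)$, $y\in M$.

*Proof.* Let $\varphi$ be a faithful normal state, $c\in C_c(G)_+$ with $\int c=1$, and $\delta>0$. With $f$ from Lemma 5.1 put $\varphi_{c,\delta}=\int(c+\delta f)(s)\,\varphi\circ\alpha_s^{-1}\,ds$, which is faithful. Since $\alpha_s^{-1}\alpha_h=\alpha_{h^{-1}s}^{-1}$,
$$\varphi_{c,\delta}\circ\alpha_h=\int(c+\delta f)(hs)\,\varphi\circ\alpha_s^{-1}\,ds .$$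
For $h$ in a compact neighbourhood of $1$ the functions $c(h\,\cdot)-c$ live on a fixed compact set, on which $f$ is bounded below, and they tend uniformly to $0$. With Lemma 5.1, for every $\varepsilon'>0$ we get $|(c+\delta f)(hs)-(c+\delta f)(s)|\le\varepsilon'(c+\delta f)(s)$ for $h$ close to $1$, and so $(1-\varepsilon')\varphi_{c,\delta}\le\varphi_{c,\delta}\circ\alpha_h\le(1+\varepsilon')\varphi_{c,\delta}$. So the normalization of $\varphi_{c,\delta}$ lies in $\mathcal T$, and it tends to $\varphi$ when $\operatorname{supp}c$ shrinks to $\{1\}$ and $\delta\to0$. Faithful normal states are dense in the normal states.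

Invariance of $A$ is clear. Substituting $s=th$, $\alpha_h(\alpha_c^\vee(y))=\int c(s)\alpha_{sh^{-1}}^{-1}(y)\,ds=\int\Delta_G(h)c(th)\alpha_t^{-1}(y)\,dt$, which is norm continuous in $h$ because $h\mapsto\Delta_G(h)c(\cdot\,h)\in L^1(G)$ is. $\square$

Fix $\psi\in\mathcal T$.

## 7. The algebra $\mathcal R$ over $G\times\mathbb R$ and the subgroup $K$

Let $L=G\times\mathbb R$, with points $\ell=(h,p)$ and left Haar measure. On $L^2(L,L^2(M))$ let $P=M\bar\otimes B(L^2(L))=(JMJ\otimes1)'$ and $(\pi(y)\eta)(h,p)=\alpha_h^{-1}(y)\eta(h,p)$. For a faithful normal state $\chi$ let $\mathbb D_\chi$ be the operator given by Lemma 6.2 for the field $e^{-p}\Delta_{\chi_h,\chi}$ on $L$, with core $M\chi^{1/2}$, and $\mathbb U^\chi_t=\mathbb D_\chi^{it}$: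
$$(\mathbb U^\chi_t\eta)(h,p)=e^{-itp}\Delta_{\chi_h,\chi}^{it}\eta(h,p).$$

**Definition.** $\mathcal R=P\cap\pi(M)'\cap\{\mathbb U_t^\psi:t\in\mathbb R\}'$.

**Example 7.1.** Let $\alpha$ be trivial. Then $\pi(M)=M\otimes1$, so $P\cap\pi(M)'=1\otimes B(L^2(L))$, and $\mathbb U_t^\psi=\Delta_\psi^{it}\otimes1\otimes e^{-itp}$. Hence $\mathcal R=1\otimes B(L^2(G))\bar\otimes L^\infty(\mathbb R)$, with centre $1\otimes1\otimes L^\infty(\mathbb R)$. With the group $K$ of Step 4 below, $K=G\times\{0\}$. For $G=\{1\}$, $K$ is trivial.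

**Step 1: $\mathcal R$ does not depend on $\psi$.** *Purpose: elements of $\mathcal R$ must be compatible with all states.* Let $c_t=[D\chi:D\psi]_t$. By (6.1) and $[D\chi_h:D\psi_h]_t=\alpha_h^{-1}(c_t)$ we have $\Delta_{\chi_h,\chi}^{it}=\alpha_h^{-1}(c_t)\,Jc_tJ\,\Delta_{\psi_h,\psi}^{it}$, that is,
$$\mathbb U_t^\chi=(Jc_tJ\otimes1)\,\pi(c_t)\,\mathbb U_t^\psi .$$
Each $r\in\mathcal R$ commutes with the three factors, so it commutes with $\mathbb U_t^\chi$ and with $\mathbb D_\chi$, for every faithful normal state $\chi$.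

**Step 2: $1\otimes L^\infty(L)$ is maximal abelian in $\mathcal R$.** *Purpose: to locate the centre.* It lies in $\mathcal R$. Let $r\in\mathcal R$ commute with it; then $r\in M\bar\otimes L^\infty(L)$. Put $\mathcal V=(v_h)_{(h,p)}$. Since $v_hJxJv_h^*=J\alpha_h(x)J$, the unitary $\mathcal V$ normalizes $M'\bar\otimes L^\infty(L)$, and so its commutant $M\bar\otimes L^\infty(L)$. Also $\mathcal V\pi(y)\mathcal V^*=y\otimes1$. So $\mathcal Vr\mathcal V^*\in(M\otimes1)'\cap(M\bar\otimes L^\infty(L))=1\otimes L^\infty(L)$ by fact 3 of Section 2. As $\mathcal V$ commutes with $1\otimes L^\infty(L)$, $r\in1\otimes L^\infty(L)$.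

**Step 3: right translations normalize $\mathcal R$.** *Purpose: the centre becomes translation invariant.* For $s\in G$ let $(V_s\eta)(h,p)=\Delta_G(s)^{1/2}v_s\eta(hs,p)$. It normalizes $JMJ\otimes1$, hence $P$, and commutes with $\pi(M)$ as in Lemma 2.2. The operator $V_s\mathbb U_t^\psi V_s^*$ has fibres $e^{-itp}v_s\Delta_{\psi_{hs},\psi}^{it}v_s^*=e^{-itp}\Delta_{\psi_h,\psi\alpha_s^{-1}}^{it}$, because $\psi_{hs}\circ\alpha_s^{-1}=\psi_h$. By (6.1) it equals $(J[D\psi\alpha_s^{-1}:D\psi]_tJ\otimes1)\,\mathbb U_t^\psi$. An element of $P$ commutes with it iff it commutes with $\mathbb U_t^\psi$. So $V_s\mathcal RV_s^*=\mathcal R$. Translations in $p$ commute with $\pi(M)$ and multiply $\mathbb U^\psi_t$ by scalars, so they normalize $\mathcal R$ as well. These unitaries act on $L^\infty(L)$ by all right translations, $V_sFV_s^*(h,p)=F(hs,p)$.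

**Step 4: the centre is $L^\infty(K\backslash L)$.** *Purpose: to define $K$.* By Step 2, $Z:=Z(\mathcal R)\subset L^\infty(L)$ (we drop $1\otimes$), and by Step 3 it is right translation invariant. We claim that there is a closed subgroup $K\subset L$ with
$$Z=L^\infty(K\backslash L):=\{F\in L^\infty(L):F(\kappa\,\cdot)=F\ \forall\kappa\in K\}.$$

For $F\in L^\infty(L)$ and $u\in C_c(L)$ put $F_u(\ell)=\int F(\ell s)u(s)\,ds=\int F(s)u(\ell^{-1}s)\,ds$. It is bounded and continuous, it lies in $Z$ if $F\in Z$ (it is a weak* integral of right translates), and it tends weak* to $F$ as $u\ge0$, $\int u=1$, concentrates at $e$. Let $Z_c=Z\cap C_b(L)$, a norm closed unital right translation invariant C*-algebra, and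
$$K=\{\kappa\in L:F(\kappa\ell)=F(\ell)\ \ \forall\ell\in L,\ F\in Z_c\},$$
a closed subgroup. For $F\in Z$ the $F_u\in Z_c$ converge weak* to $F$, so $Z\subset L^\infty(K\backslash L)$.

For the converse, if $F(\ell_1)=F(\ell_2)$ for all $F\in Z_c$, apply this to right translates to get $F(\ell_1\ell_2^{-1}\ell)=F(\ell)$ for all $\ell$, so $\ell_1\ell_2^{-1}\in K$. Thus $Z_c$ separates the points of the Hausdorff space $K\backslash L$. Let $F_0\in C_b(L)$ be left $K$-invariant, $C\subset L$ compact and $\varepsilon>0$. By Stone–Weierstrass on the image of $C$ in $K\backslash L$ there is $F\in Z_c$ with $|F-F_0|\le\varepsilon$ on $C$. Composing $F$ with the radial retraction onto the disc of radius $\|F_0\|$, which is $1$-Lipschitz, keeps $F$ in $Z_c$ by functional calculus and allows us to assume $\|F\|\le\|F_0\|$. So $F_0$ is a weak* limit of a bounded net in $Z_c$, and $F_0\in Z$. For general $F\in L^\infty(K\backslash L)$ the $F_u$ are continuous and left $K$-invariant, so they lie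 in $Z$, and $F\in Z$.

**Step 5: if $K=\{e\}$, then $R_1:=\pi(M)'\cap(M\bar\otimes B(L^2(G)))$ equals $1\otimes L^\infty(G)$.** *Purpose: to return from $L$ to $G$.* Now $Z=L^\infty(L)$, so $\mathcal R\subset L^\infty(L)'\cap\mathcal R=1\otimes L^\infty(L)$ by Step 2. On $L^2(G,L^2(M))$ let $U_t=(\Delta_{\psi_h,\psi}^{it})_h$, a strongly continuous unitary group by Lemma 6.2. As $\sigma_t^{\psi_h}=\alpha_h^{-1}\sigma_t^\psi\alpha_h$, we have $U_t\pi(y)U_t^*=\pi(\sigma_t^\psi(y))$, and $U_t(JyJ\otimes1)U_t^*=J\sigma_t^\psi(y)J\otimes1$. So $\gamma_t=\operatorname{Ad}U_t$ acts on $R_1$. The Fourier transform $\hat\eta(s)=\int e^{isp}\eta(p)\,dp$ (suitably normalized) turns multiplication by $e^{-itp}$ into the translation $(\tau_t\eta)(s)=\eta(s-t)$. So $\mathbb U_t^\psi$ becomes $U_t\otimes\tau_t$, and $1\otimes L^\infty(L)$ becomes $1\otimes L^\infty(G)\bar\otimes\{\tau_t\}''$.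

Let $r\in R_1$ and $(\tilde r\eta)(s)=\gamma_s(r)\eta(s)$. Then $\tilde r\in P$, $\tilde r$ commutes with $\pi(M)$, and
$$\big((U_t\otimes\tau_t)\tilde r\eta\big)(s)=U_t\gamma_{s-t}(r)\eta(s-t)=\gamma_s(r)U_t\eta(s-t)=\big(\tilde r(U_t\otimes\tau_t)\eta\big)(s).$$
So $\tilde r\in\mathcal R=1\otimes L^\infty(G)\bar\otimes\{\tau_t\}''$. Hence $\tilde r$ commutes with $1\otimes1\otimes\{\tau_t\}''$. It also commutes with $1\otimes1\otimes L^\infty(\mathbb R,ds)$, being decomposable over $s$. These two algebras generate $1\otimes1\otimes B(L^2(\mathbb R))$, so $\tilde r=x\otimes1$ with $x\in1\otimes L^\infty(G)$. Thus $\gamma_s(r)=x$ for a.e. $s$, and by continuity $r=\gamma_0(r)=x$.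

It remains to prove $K=\{e\}$ under the hypotheses of Theorem 2. This follows from two propositions.

**Proposition A.** (No outerness assumption.) If $(g,0)\in K$, then $\alpha_g\in\overline{\operatorname{Inn}}(M)$.

**Proposition B.** If $\alpha$ is outer and $K\cap(G\times\{0\})$ is discrete, then $K=\{e\}$.

If $\alpha$ is outer and $H_\alpha$ is discrete, Proposition A gives $K\cap(G\times\{0\})\subset H_\alpha\times\{0\}$, a discrete group, and Proposition B gives $K=\{e\}$.

## 8. Proposition A: elements $(g,0)$ of $K$ give approximately inner $\alpha_g$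

### 8.1 Isometric intertwiners from comparison

*Purpose: to produce $w\in\mathcal R$ whose initial projection is exactly a small set near $e$ and whose range lives near $(g,0)$.*

Let $\kappa=(g,0)\in K$ and let $W$ be a relatively compact open neighbourhood of $e\in L$. By the comparison theorem in $\mathcal R$ there is a central projection $z=1_S$, with $S$ left $K$-invariant up to null sets, such that $z1_W\precsim z1_{\kappa W}$ and $(1-z)1_{\kappa W}\precsim(1-z)1_W$.

If $z1_W\ne0$, there is $w\in\mathcal R$ with $w^*w=1_{S\cap W}\ne0$ and $ww^*\le1_{\kappa W}$. If $z1_W=0$, then $|S\cap W|=0$, so $|S\cap\kappa W|=|\kappa(S\cap W)|=0$ by $K$-invariance of $S$; here we use $\kappa\in K$. So there is $w\in\mathcal R$ with $w^*w=1_{\kappa W}$ and $ww^*\le1_W$. In this case $w'=V_gwV_g^*\in\mathcal R$ satisfies $w'^*w'=1_{\kappa W\kappa^{-1}}$ and $w'w'^*\le1_{W\kappa^{-1}}$, so $w'$ goes from a neighbourhood of $e$ to a neighbourhood of $(g^{-1},0)$. At least one alternative occurs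 for a cofinal family of $W$. Since $\alpha_g$ is approximately inner iff $\alpha_{g^{-1}}$ is, after possibly replacing $g$ by $g^{-1}$ we have:

> (8.1) For all neighbourhoods $W'$ of $e$ and $E$ of $(g,0)$ in $L$ there are $w\in\mathcal R$ and $S'\subset W'$ of positive finite measure with $w^*w=1\otimes1_{S'}$ and $ww^*\le1\otimes1_E$.

Only (8.1) is used in the rest of this section.

### 8.2 Families in $M$ that intertwine elements and states

*Purpose: to turn $w$ into elements of $M$.* Put $\beta=\alpha_g^{-1}$, so $\beta(\varphi)=\varphi\circ\alpha_g=\varphi_g$ for $\varphi\in M_*$. For finite $F\subset A$, finite $X\subset\mathcal T$ with $\psi\in X$, and $\varepsilon>0$, let $\mathcal S(F,X,\varepsilon)$ be the set of families $b=(b_j)_{j\in I_b}$ in $M$ (arbitrary index set) with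
$$\sum_jb_j^*b_j=1,\qquad\sum_j\|b_jy\psi^{1/2}-\beta(y)b_j\psi^{1/2}\|^2\le\varepsilon^2\ (y\in F),\qquad\sum_j\|\chi_g^{1/2}b_j-b_j\chi^{1/2}\|^2\le\varepsilon^2\ (\chi\in X).$$

The first condition implies $\sum_j\|b_j\xi\|^2=\|\xi\|^2$ for every $\xi\in L^2(M)$.

**Lemma 8.1.** $\mathcal S(F,X,\varepsilon)\ne\emptyset$.

*Proof.* Take $w,S'$ from (8.1), with $E$ and $W'$ small as specified below, a unit vector $k\in L^2(S')$ and an orthonormal basis $(k_j')$ of $L^2(L)$. Put $b_j=(1\otimes k_j'^*)w(1\otimes k)\in M$. Then $\sum_jb_j^*b_j=(1\otimes k^*)w^*w(1\otimes k)=1$ and $w(\xi\otimes k)=\sum_jb_j\xi\otimes k_j'$.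

For $y\in F$ and $\zeta=\psi^{1/2}\otimes k$ the square root of the second sum is $\|w(y\otimes1)\zeta-(\beta(y)\otimes1)w\zeta\|$. Since $w\pi(y)=\pi(y)w$, since $\zeta$ is supported in $W'$ and $w\zeta$ in $E$, this is at most
$$\sup_{(h,p)\in W'}\|\alpha_h^{-1}(y)-y\|+\sup_{(h',p')\in E}\|\alpha_{h'}^{-1}(y)-\alpha_g^{-1}(y)\|,$$
which is small for small $W',E$ because $y\in A$.

For $\chi\in X$ put $\zeta=\chi^{1/2}\otimes k$. By Lemma 6.2, $(\mathbb D_\chi^{1/2}\zeta)(\ell)=e^{-p/2}\chi_h^{1/2}k(\ell)=e^{-p/2}v_h^*\chi^{1/2}k(\ell)$, so $\delta:=\|(\mathbb D_\chi^{1/2}-1)\zeta\|$ is small for small $W'$. As $w$ commutes with $\mathbb D_\chi$ (Step 1 of Section 7), $\|(\mathbb D_\chi^{1/2}-1)w\zeta\|\le\delta$; and $\|w\zeta\|=1$. For $(h',p')\in E$ write $h'=h_1g$, so $\chi_{h'}=\chi\circ\alpha_{h_1}\circ\alpha_g$. Since $\chi\in\mathcal T$, for given $\varepsilon'>0$ and $E$ small we have $(1+\varepsilon')^{-1}\chi_g\le e^{-p'}\chi_{h'}\le(1+\varepsilon')\chi_g$ on $E$. Apply Lemma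 6.3 in each fibre over $E$ with $\varphi_1=\chi_g$, $\varphi_2=e^{-p'}\chi_{h'}$, and integrate:
$$\|(\Delta_{\chi_g,\chi}^{1/2}\otimes1-1)w\zeta\|^2\le\delta^2+\varepsilon'(1+\delta)^2+\varepsilon'(1+\delta).$$
The operator $\Delta_{\chi_g,\chi}^{1/2}\otimes1$ can be computed fibrewise (Lemma 6.2 for a constant field) and also componentwise in the basis $(k_j')$. Hence the left side equals $\sum_j\|\Delta_{\chi_g,\chi}^{1/2}b_j\chi^{1/2}-b_j\chi^{1/2}\|^2=\sum_j\|\chi_g^{1/2}b_j-b_j\chi^{1/2}\|^2$. Choosing first $\varepsilon'$ and then $W',E$ small, we obtain all conditions. $\square$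

### 8.3 Controlling the range side by convexity

*Purpose: the condition $\sum b_j^*b_j=1$ controls $b_j$ on the right only. We need control on the left as well, in the sense that the state $\Lambda_b(y)=\sum_j\langle yb_j\psi^{1/2},b_j\psi^{1/2}\rangle$ is close to $\psi_g$ in norm.* By the second condition, $\Lambda_b$ is close to $\psi_g$ on finitely many elements of $A$; a Hahn–Banach argument will give norm closeness. $\Lambda_b$ is a normal state because $\sum\|b_j\psi^{1/2}\|^2=1$. If $b,b'\in\mathcal S(F,X,\varepsilon)$ and $0\le\lambda\le1$, the disjoint union of $\sqrt\lambda\,b$ and $\sqrt{1-\lambda}\,b'$ is in $\mathcal S(F,X,\varepsilon)$. So $\mathcal K=\{\Lambda_b:b\in\mathcal S(F,X,\varepsilon)\}$ is convex.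

**Lemma 8.2.** For $0<\varepsilon\le1$ there is $b\in\mathcal S(F,X,\varepsilon)$ with $\|\Lambda_b-\psi_g\|\le3\varepsilon$.

*Proof.* *Claim.* Let $\varepsilon'=\varepsilon/2$. There is a neighbourhood $O$ of $1\in G$ such that for $s\in O$ and $b\in\mathcal S(F,X,\varepsilon')$ the family $\alpha_s(b)=(\alpha_s(b_j))_j$ is in $\mathcal S(F,X,\varepsilon)$ and $\|\Lambda_{\alpha_s(b)}-\Lambda_b\circ\alpha_s^{-1}\|\le\varepsilon$.

For $y\in F$,
$$v_s^*\big(\alpha_s(b_j)y\psi^{1/2}-\beta(y)\alpha_s(b_j)\psi^{1/2}\big)=b_j\alpha_s^{-1}(y)v_s^*\psi^{1/2}-\alpha_s^{-1}(\beta(y))b_jv_s^*\psi^{1/2},$$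
and the $\ell^2$-distance of this family to $(b_jy\psi^{1/2}-\beta(y)b_j\psi^{1/2})_j$ is at most
$$\|\alpha_s^{-1}(y)v_s^*\psi^{1/2}-y\psi^{1/2}\|+\|\alpha_s^{-1}(\beta(y))-\beta(y)\|+\|\beta(y)\|\,\|v_s^*\psi^{1/2}-\psi^{1/2}\|.$$
As $y,\beta(y)\in A$, this is $\le\varepsilon/2$ for $s$ near $1$, independently of $b$.

For $\chi\in X$, $v_s^*(\chi_g^{1/2}\alpha_s(b_j)-\alpha_s(b_j)\chi^{1/2})=\varphi^{1/2}b_j-b_jv_s^*\chi^{1/2}$ with $\varphi=\chi\circ\alpha_g\circ\alpha_s=\chi\circ\alpha_{gsg^{-1}}\circ\alpha_g$. As $\chi\in\mathcal T$, for any $\varepsilon''>0$ we have $(1+\varepsilon'')^{-1}\chi_g\le\varphi\le(1+\varepsilon'')\chi_g$ for $s$ near $1$. Lemma 6.3 for $\Delta_{\varphi,\chi}$, $\Delta_{\chi_g,\chi}$ and the family $(b_j\chi^{1/2})_j$, together with $(\sum\|\chi_g^{1/2}b_j\|^2)^{1/2}\le1+\varepsilon'$, gives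
$$\sum_j\|\varphi^{1/2}b_j-b_j\chi^{1/2}\|^2\le\varepsilon'^2+\varepsilon''(1+\varepsilon')^2+\varepsilon''(1+\varepsilon').$$
Also $\sum_j\|b_j(v_s^*\chi^{1/2}-\chi^{1/2})\|^2=\|v_s^*\chi^{1/2}-\chi^{1/2}\|^2$. For $\varepsilon''$ small and $s$ near $1$ the $\ell^2$-norm of $(\varphi^{1/2}b_j-b_jv_s^*\chi^{1/2})_j$ is thus $\le\varepsilon$.

Finally $\Lambda_{\alpha_s(b)}(y)=\sum_j\langle\alpha_s^{-1}(y)b_jv_s^*\psi^{1/2},b_jv_s^*\psi^{1/2}\rangle$ differs from $\Lambda_b(\alpha_s^{-1}(y))$ by at most $2\|y\|\,\|v_s^*\psi^{1/2}-\psi^{1/2}\|$. The claim follows.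

Choose $c\in C_c(G)_+$ with $\int c=1$, supported in $O$, and with $\|\psi_g\circ\alpha_c^\vee-\psi_g\|\le\varepsilon/2$. For finite $F_1$ with $F\subset F_1\subset A$ and $\varepsilon_1\le\varepsilon'$ take $b\in\mathcal S(F_1,X,\varepsilon_1)\subset\mathcal S(F,X,\varepsilon')$, by Lemma 8.1. Then $\Lambda_b\circ\alpha_c^\vee=\int c(s)\,\Lambda_b\circ\alpha_s^{-1}\,ds$ is a norm limit of convex combinations of functionals at distance $\le\varepsilon$ from the convex set $\mathcal K$. So $\operatorname{dist}(\Lambda_b\circ\alpha_c^\vee,\mathcal K)\le\varepsilon$.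

Let $y\in M$, $y'=\alpha_c^\vee(y)\in A$ and $x=\alpha_g(y')\in A$, so $\beta(x)=y'$. If $x\in F_1$, then by Cauchy–Schwarz
$$\Lambda_b(y')=\sum_j\langle\beta(x)b_j\psi^{1/2},b_j\psi^{1/2}\rangle\ \text{ is within }\varepsilon_1\text{ of }\ \sum_j\langle b_jx\psi^{1/2},b_j\psi^{1/2}\rangle=\psi(x)=\psi_g(y').$$
So $\Lambda_b\circ\alpha_c^\vee\to\psi_g\circ\alpha_c^\vee$ in $\sigma(M_*,M)$ along the net of pairs $(F_1,\varepsilon_1)$. The set $\{\varphi\in M_*:\operatorname{dist}(\varphi,\mathcal K)\le\varepsilon\}$ is convex and norm closed, hence weakly closed, so it contains $\psi_g\circ\alpha_c^\vee$. Therefore $\operatorname{dist}(\psi_g,\mathcal K)\le\frac32\varepsilon$, and some $\Lambda_b\in\mathcal K$ is within $3\varepsilon$ of $\psi_g$. $\square$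

### 8.4 One bounded element from a family: random signs and truncation

*Purpose: to replace the family $(b_j)$ by a single $a\in M$ with a norm bound that does not depend on the accuracy, without losing mass.*

**Lemma 8.3.** Let $N=528$. For every finite $X\subset\mathcal T$ with $\psi\in X$ and every $\eta>0$ there is $a\in M$ with $\|a\|\le N$, $\psi(a^*a)\ge\frac12$ and $\|a\chi^{1/2}-\chi_g^{1/2}a\|^2\le\eta$ for $\chi\in X$.

*Proof.* Take $b$ from Lemma 8.2 with $F=\emptyset$ and $\varepsilon$ small, and a finite set $J_0$ of indices with $\sum_{j\notin J_0}\|b_j\psi^{1/2}\|^2\le\varepsilon$. All sums are now over $J_0$. Put $Z_0=\sum b_jb_j^*$, $R=64$, $Q=1_{[0,R]}(Z_0)$. As $\psi\in X$, $\psi_g(Z_0)=\sum\|\psi_g^{1/2}b_j\|^2\le(1+\varepsilon)^2\le2$. Since $1-Q\le Z_0/R$, $\psi_g(1-Q)\le2/R$, and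
$$\sum\|(1-Q)b_j\psi^{1/2}\|^2\le\Lambda_b(1-Q)\le\frac2R+3\varepsilon.$$
This is where Lemma 8.2 is used. For $\omega\in\mathbb T^{J_0}$ with Haar probability measure and expectation $\mathbb E$ let $a_\omega=\sum\omega_jb_j$. By orthogonality of the characters $\omega_j$,
$$\mathbb E\|a_\omega\psi^{1/2}\|^2\ge1-\varepsilon,\qquad\mathbb E\|(1-Q)a_\omega\psi^{1/2}\|^2\le\frac2R+3\varepsilon,\qquad\mathbb E\|\chi_g^{1/2}a_\omega-a_\omega\chi^{1/2}\|^2\le\varepsilon^2\ (\chi\in X).$$
Moreover, the characters $\bar\omega_j\omega_k$ ($j\ne k$) are distinct and nontrivial, and $\sum b_j^*Qb_j\le1$. So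
$$\mathbb E\|a_\omega^*Qa_\omega\psi^{1/2}\|^2=\Big\|\sum_jb_j^*Qb_j\psi^{1/2}\Big\|^2+\sum_{j\ne k}\|b_j^*Qb_k\psi^{1/2}\|^2\le1+\sum_k\langle QZ_0Qb_k\psi^{1/2},b_k\psi^{1/2}\rangle\le1+R .$$
Hence
$$\Phi=\|a_\omega\psi^{1/2}\|^2-4\|(1-Q)a_\omega\psi^{1/2}\|^2-\tfrac1{8(R+1)}\|a_\omega^*Qa_\omega\psi^{1/2}\|^2-\tfrac1\eta\sum_{\chi\in X}\|\chi_g^{1/2}a_\omega-a_\omega\chi^{1/2}\|^2$$
satisfies $\mathbb E\Phi\ge1-\frac18-\frac18-13\varepsilon-|X|\varepsilon^2/\eta\ge\frac12$ for $\varepsilon$ small. Fix $\omega$ with $\Phi\ge\frac12$, and put $x_0=\|a_\omega\psi^{1/2}\|^2\ge\frac12$, $a_1=a_\omega/\sqrt{x_0}$. Each subtracted term of $\Phi$ is at most $x_0$, so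
$$\|a_1\psi^{1/2}\|=1,\quad\|(1-Q)a_1\psi^{1/2}\|\le\tfrac12,\quad\|a_1^*Qa_1\psi^{1/2}\|\le(520/x_0)^{1/2}\le33=:C_0,\quad\sum_{\chi\in X}\|\chi_g^{1/2}a_1-a_1\chi^{1/2}\|^2\le\eta .$$

Now truncate. Let $s=1_{(N,\infty)}(|a_1|)$ with $N=16C_0=528$, so $\|s\psi^{1/2}\|\le1/N$, and put $x=\|a_1s\psi^{1/2}\|$. As $s$ commutes with $a_1^*a_1$,
$$x^2=\langle s\psi^{1/2},a_1^*a_1\psi^{1/2}\rangle=\langle s\psi^{1/2},a_1^*Qa_1\psi^{1/2}\rangle+\langle a_1s\psi^{1/2},(1-Q)a_1\psi^{1/2}\rangle\le\tfrac1{16}+\tfrac x2 .$$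
So $x\le\frac12\big(\frac12+\frac1{\sqrt2}\big)<0.61$ and $x^2<\frac12$. Let $a_1=v|a_1|$ be the polar decomposition and $a=v\min(|a_1|,N)$. Then $\|a\|\le N$ and $\|a\psi^{1/2}\|^2\ge\|\,|a_1|(1-s)\psi^{1/2}\|^2=1-x^2\ge\frac12$.

It remains to see that truncation does not spoil the intertwining. Consider
$$T=\begin{pmatrix}0&a_1^*\\a_1&0\end{pmatrix},\qquad\hat\xi=\begin{pmatrix}\chi^{1/2}&0\\0&\chi_g^{1/2}\end{pmatrix}\in M_2(L^2(M)).$$
The off-diagonal entries of $T\hat\xi-\hat\xi T$ are $a_1\chi^{1/2}-\chi_g^{1/2}a_1$ and $a_1^*\chi_g^{1/2}-\chi^{1/2}a_1^*$, which have equal norm (apply $J$). So $\|T\hat\xi-\hat\xi T\|^2=2\|a_1\chi^{1/2}-\chi_g^{1/2}a_1\|^2$. Let $F_N(t)=\max(\min(t,N),-N)$, an odd $1$-Lipschitz function. For an odd polynomial $tq(t^2)$ the lower left entry of $Tq(T^2)$ is $a_1q(a_1^*a_1)$, so in the limit $F_N(T)=\begin{pmatrix}0&a^*\\a&0\end{pmatrix}$. Left and right multiplication by $T$ are commuting self-adjoint operators. By their joint spectral theorem $\|F_N(T)\hat\xi-\hat\xi F_N(T)\|\le\|T\hat\xi-\hat\xi T\|$.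 So $\|a\chi^{1/2}-\chi_g^{1/2}a\|\le\|a_1\chi^{1/2}-\chi_g^{1/2}a_1\|$. $\square$

**From vectors to functionals.** Suppose $\|a\chi^{1/2}-\chi_g^{1/2}a\|\le\delta$; applying $J$, $\|\chi^{1/2}a^*-a^*\chi_g^{1/2}\|\le\delta$. For $y\in M$, $\chi(ya)=\langle ya\chi^{1/2},\chi^{1/2}\rangle$ is within $\delta\|y\|$ of $\langle y\chi_g^{1/2}a,\chi^{1/2}\rangle=\langle y\chi_g^{1/2},\chi^{1/2}a^*\rangle$, which is within $\delta\|y\|$ of $\langle y\chi_g^{1/2},a^*\chi_g^{1/2}\rangle=\chi_g(ay)$. So $\|a\chi-\chi_ga\|\le2\delta$. Put $\theta:=\beta=\alpha_g^{-1}$, so $\theta(\chi)=\chi_g$. As the span of $\mathcal T$ is norm dense in $M_*$ (Lemma 6.4) and $\|a\|\le N$, we get: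

> (8.2) Let $I=\{(\Phi,n):\Phi\subset M_*\text{ finite},\ n\ge1\}$, ordered by $(\Phi,n)\le(\Phi',n')$ iff $\Phi\subset\Phi'$, $n\le n'$. There are $a_i\in M$, $i=(\Phi,n)\in I$, with $\|a_i\|\le N$, $\psi(a_i^*a_i)\ge\frac12$ and $\|a_i\varphi-\theta(\varphi)a_i\|\le\frac1n$ for $\varphi\in\Phi$.

### 8.5 From bounded intertwiners to unitaries

*Purpose: (8.2) is an approximate intertwiner of $\theta$ and $\mathrm{id}$ that is bounded and not small; we convert it into approximating unitaries. The device is an asymptotic version of the equivalence of the two diagonal projections in $2\times2$ matrices.*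

Let $\mathcal U$ be an ultrafilter on $I$ containing all tails $\{j:j\ge i\}$, and write $n_i=n$ for $i=(\Phi,n)$. For $\varphi\in M_*$ let $\hat\varphi(x)=\varphi(x_{11})+\theta(\varphi)(x_{22})$, a functional on $M_2(M)$. Put
$$\mathfrak N=\Big\{(x_i)\in\ell^\infty(I,M_2(M)):\lim_{\mathcal U}\|x_i\hat\varphi-\hat\varphi x_i\|=0\ \ \forall\varphi\in M_*\Big\},\qquad\operatorname{tr}(x)=\tfrac12\lim_{\mathcal U}\hat\psi(x_i).$$
$\mathfrak N$ is a C*-algebra, and $\operatorname{tr}$ is a tracial state since $|\hat\psi(xy)-\hat\psi(yx)|\le\|y\hat\psi-\hat\psi y\|\,\|x\|$. Let $\lambda$ be its GNS representation with cyclic vector $\Omega$, and $\mathcal N=\lambda(\mathfrak N)''$. The vector state of $\Omega$ is a normal trace on $\mathcal N$, still denoted $\operatorname{tr}$. It is faithful: if $T\Omega=0$, then $\|TS\Omega\|^2=\operatorname{tr}(TSS^*T^*)\le\|S\|^2\operatorname{tr}(T^*T)=0$ for all $S\in\mathcal N$. So $\mathcal N$ is finite and $\ker\lambda=\{x:\operatorname{tr}(x^*x)=0\}$. Write $\|T\|_2=\operatorname{tr}(T^*T)^{1/2}$.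

**Step 1: every contraction $T\in\mathcal N$ is $\lambda(x)$ for a contraction $x\in\mathfrak N$.** *Purpose: to lift partial isometries and central projections.* Contractions of $\lambda(\mathfrak N)$ lift: if $T=\lambda(x)$, $\|T\|\le1$, then $xg(x^*x)$ with $g(t)=\min(1,t^{-1/2})$ is a contraction with image $Tg(T^*T)=T$. So by Kaplansky's theorem there are contractions $x^{(m)}\in\mathfrak N$, $m\ge1$, with $\|\lambda(x^{(m)})-T\|_2\le2^{-m}$. Let $m(i)$ be the largest $m\le n_i$ such that for all $1\le l\le l'\le m$ both $\hat\psi(y^*y)$ and $\hat\psi(yy^*)$ are $\le32\cdot4^{-l}$ for $y=x_i^{(l)}-x_i^{(l')}$; $m=1$ always qualifies. For $l\le l'$, $\lim_{\mathcal U}\hat\psi(y^*y)=\lim_{\mathcal U}\hat\psi(yy^*)\le2(2\cdot2^{-l})^2=8\cdot4^{-l}$, so $\{i:m(i)\ge m\}\in\mathcal U$ for every $m$.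

Put $x_i=x_i^{(m(i))}$. For fixed $l$, $y=x_i-x_i^{(l)}$ satisfies $\hat\psi(y^*y),\hat\psi(yy^*)\le32\cdot4^{-l}$ on a set of $\mathcal U$. If $0\le\varphi\le C\psi$, then $\hat\varphi\le C\hat\psi$, and $\|y\hat\varphi\|\le\hat\varphi(1)^{1/2}\hat\varphi(y^*y)^{1/2}$, $\|\hat\varphi y\|\le\hat\varphi(1)^{1/2}\hat\varphi(yy^*)^{1/2}$. So $\lim_{\mathcal U}\|x_i\hat\varphi-\hat\varphi x_i\|\le C'2^{-l}$ for every $l$, that is, the limit is $0$. Such $\varphi$ are dense in $M_*^+$: for $c\in M$ the functional $y\mapsto\langle y\psi^{1/2}c,\psi^{1/2}c\rangle$ is $\le\|c\|^2\psi$, and $\psi^{1/2}M$ is dense in $L^2(M)$. Hence $x\in\mathfrak N$. Finally $\|\lambda(x)-\lambda(x^{(l)})\|_2^2\le16\cdot4^{-l}$ for all $l$ gives $\lambda(x)=T$.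

**Step 2: the mass of $a_j$ is spread evenly.** *Purpose: to compare $\|ya_j\psi^{1/2}\|$ with $y$ itself.* If $(c_j)$ is bounded in $M$ and $\lim_{\mathcal U}\|c_j\varphi-\varphi c_j\|=0$ for all $\varphi\in M_*$, its weak* limit along $\mathcal U$ commutes with $M$, so it is a scalar. Taking adjoints in (8.2), $\|a_j^*\theta(\varphi)-\varphi a_j^*\|\to0$, so $a_ja_j^*\theta(\varphi)$ and $\theta(\varphi)a_ja_j^*$ are both asymptotic to $a_j\varphi a_j^*$. Hence the remark applies to $(a_ja_j^*)$. For fixed $y\in M$,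
$$\lim_{j\to\mathcal U}\|ya_j\psi^{1/2}\|^2=\lim_{j\to\mathcal U}(a_j\psi)(a_j^*y^*y)=\lim_{j\to\mathcal U}\theta(\psi)(a_ja_j^*y^*y)=c\,\theta(\psi)(y^*y),\tag{8.3}$$
where the constant is $c=\lim_{\mathcal U}\psi(a_j^*a_j)\ge\frac12$ (take $y=1$). Also, for fixed $y\in M$,
$$\lim_{j\to\mathcal U}\|(a_jy-\theta(y)a_j)\psi^{1/2}\|=0.\tag{8.4}$$
Indeed $a_jy\psi$ is asymptotic to $\theta(y\psi)a_j=\theta(y)\theta(\psi)a_j$, hence to $\theta(y)a_j\psi$, and $\|x\psi^{1/2}\|^2=(x\psi)(x^*)\le\|x\psi\|\,\|x\|$.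

**Step 3: $e_{11}\sim e_{22}$ in $\mathcal N$.** *Purpose: the partial isometry between them will be the almost unitary intertwiner.* The constant nets $e_{11},e_{22}$ lie in $\mathfrak N$. Let $z$ be a central projection of $\mathcal N$. Lift it by Step 1; since $z$ commutes with $\lambda(e_{11})$ we may drop the off-diagonal entries of the lift, so $z$ is represented by $\operatorname{diag}(z_{1,i},z_{2,i})$ with bounded nets. Put $y_i=\theta(z_{1,i})-z_{2,i}$. For every $i$ choose, by (8.3) and (8.4), an index $j(i)\ge i$ with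
$$\|(a_{j(i)}z_{1,i}-\theta(z_{1,i})a_{j(i)})\psi^{1/2}\|\le\frac1{n_i},\qquad\Big|\|y_ia_{j(i)}\psi^{1/2}\|^2-c\,\theta(\psi)(y_i^*y_i)\Big|\le\frac1{n_i}.$$
Let $v_i'=a_{j(i)}$. If $i=(\Phi,n_i)$ and $\varphi\in\Phi$, then $\|v_i'\varphi-\theta(\varphi)v_i'\|\le1/n_i$, so $(v_i'\otimes e_{21})_i\in\mathfrak N$. As $z$ is central, $\lim_{\mathcal U}\|(z_{2,i}v_i'-v_i'z_{1,i})\psi^{1/2}\|=0$. With the first inequality, $\lim_{\mathcal U}\|y_iv_i'\psi^{1/2}\|=0$; with the second and $c>0$, $\lim_{\mathcal U}\theta(\psi)(y_i^*y_i)=0$. By Cauchy–Schwarz $\lim_{\mathcal U}\theta(\psi)(z_{2,i})=\lim_{\mathcal U}\theta(\psi)(\theta(z_{1,i}))=\lim_{\mathcal U}\psi(z_{1,i})$, that is,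
$$\operatorname{tr}(ze_{22})=\operatorname{tr}(ze_{11})\quad\text{for every central projection }z .$$
By the comparison theorem there is a central $z$ with $ze_{11}\precsim ze_{22}$ and $(1-z)e_{22}\precsim(1-z)e_{11}$. Equality of traces and faithfulness of $\operatorname{tr}$ turn both into equivalences. So $e_{11}\sim e_{22}$.

Lift a partial isometry with initial projection $e_{11}$ and final projection $e_{22}$ to a contraction in $\mathfrak N$, and cut it by $e_{22}$ on the left and $e_{11}$ on the right. We get contractions $x_i\in M$ with $\lim_{\mathcal U}\|x_i\varphi-\theta(\varphi)x_i\|=0$ for all $\varphi\in M_*$ and $\lim_{\mathcal U}\psi(1-x_i^*x_i)=0=\lim_{\mathcal U}\theta(\psi)(1-x_ix_i^*)$. Functionals dominated by multiples of $\psi$ (respectively $\theta(\psi)$) are dense in $M_*^+$. So $\varphi(1-x_i^*x_i)\to0$ and $\varphi(1-x_ix_i^*)\to0$ along $\mathcal U$ for all normal states $\varphi$.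

**Step 4: unitaries.** *Purpose: to correct $x_i$ to a unitary.* Let $\Phi$ be a finite set of normal states and $\varepsilon>0$. Take $x=x_i$ with all relevant quantities small, and $x=v|x|$. Since $(1-t)^2\le1-t^2$ on $[0,1]$,
$$\|(x-v)\varphi^{1/2}\|^2\le\varphi(1-x^*x),\qquad\|(x-v)^*\theta(\varphi)^{1/2}\|^2\le\theta(\varphi)(1-xx^*),$$
and $1-v^*v\le1-x^*x$, $1-vv^*\le1-xx^*$. We replace $v$ by a unitary $u$.

If $v^*v$ is finite, so is $q=v^*v\vee vv^*$, and $q-v^*v\sim q-vv^*$ in the finite factor $qMq$. Let $v_1$ implement this and put $u=v+v_1+(1-q)$. Then $u-v$ is a partial isometry from $1-v^*v$ to $1-vv^*$, so $\|(u-v)\varphi^{1/2}\|^2=\varphi(1-v^*v)$ and $\|(u-v)^*\theta(\varphi)^{1/2}\|^2=\theta(\varphi)(1-vv^*)$.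

If $v^*v$ is infinite, write $v^*v=\sum_{n\in\mathbb N}p_n$ with $p_n\sim v^*v$, and choose $n$ with $\varphi(p_n)$ and $\theta(\varphi)(vp_nv^*)$ small for all $\varphi\in\Phi$. Then $1-v^*v+p_n$ and $1-vv^*+vp_nv^*$ are infinite projections of a $\sigma$-finite factor, hence equivalent, say via $v_1$. Put $u=v(1-p_n)+v_1$, a unitary with $u-v=v_1-vp_n$. The norms of $v_1\varphi^{1/2}$, $vp_n\varphi^{1/2}$, $v_1^*\theta(\varphi)^{1/2}$ and $p_nv^*\theta(\varphi)^{1/2}$ are the square roots of $\varphi(1-v^*v+p_n)$, $\varphi(p_n)$, $\theta(\varphi)(1-vv^*+vp_nv^*)$ and $\theta(\varphi)(vp_nv^*)$, all small.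

In both cases $\|(u-x)\varphi^{1/2}\|$ and $\|(u-x)^*\theta(\varphi)^{1/2}\|$ are small for $\varphi\in\Phi$, hence so are $\|(u-x)\varphi\|$ and $\|\theta(\varphi)(u-x)\|$. So $\|u\varphi u^*-\theta(\varphi)\|=\|u\varphi-\theta(\varphi)u\|\le\varepsilon$ for $\varphi\in\Phi$. Thus $\theta=\alpha_g^{-1}\in\overline{\operatorname{Inn}}(M)$, which is a group, so $\alpha_g\in\overline{\operatorname{Inn}}(M)$. Proposition A is proved. $\square$

## 9. Proposition B: if $K\cap(G\times\{0\})$ is discrete, then $K$ is trivial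

Assume $\alpha$ outer and $K_0:=K\cap(G\times\{0\})$ discrete; regard $K_0\subset G$.

**Step 1: two cases.** *Purpose: to determine the shape of $K$.* The projection $K\to\mathbb R$, $(g,p)\mapsto p$, has kernel $K_0$, so the locally compact group $K/K_0$ maps continuously and injectively to $\mathbb R$. It is abelian, so it has an open subgroup isomorphic to $\mathbb R^n\times C$ with $C$ compact. Compact subgroups of $\mathbb R$ are trivial, so injectivity forces $C$ trivial, and then $n\le1$ since continuous homomorphisms $\mathbb R^n\to\mathbb R$ are linear. If $n=0$, then $K/K_0$ is discrete, $K_0$ is open in $K$, and $K$ is discrete. If $n=1$, the open subgroup is mapped homeomorphically onto $\mathbb R$. By injectivity it is all of $K/K_0$, and $K/K_0\cong\mathbb R$ topologically via the projection.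

In each case we show that every $r\in\mathcal R$ commutes with $L^\infty(L)$. Then $\mathcal R=1\otimes L^\infty(L)$ by Step 2 of Section 7, so $Z=L^\infty(L)$, $Z_c=C_b(L)$, and $K=\{e\}$ by its definition.

### 9.1 The case of discrete $K$

*Purpose: to imitate the matrix entry argument of Section 3, with the translates $\kappa W$ in place of points.* $K$ is countable, being closed and discrete in the $\sigma$-compact $L$. Let $O$ be an open neighbourhood of $e\in L$ with $OO^{-1}\cap K=\{e\}$, and $W=O\ell_0$. The sets $\kappa W$, $\kappa\in K$, are disjoint, and $1_{KW}\in Z$. For $r\in\mathcal R$,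
$$r1_W=1_{KW}r1_W=\sum_{\kappa\in K}m_\kappa,\qquad m_\kappa=1_{\kappa W}r1_W\in\mathcal R .$$
Fix $\kappa=(c,a)$. Let $(\lambda_\kappa\eta)(\ell)=\eta(\kappa^{-1}\ell)$ and $m_0=\lambda_\kappa^*m_\kappa=1_Wm_01_W\in P$. For $\varphi\in L^\infty(W)$ let $\tilde\varphi\in Z$ be its $K$-invariant extension to $KW$, zero elsewhere. Then $m_\kappa\varphi=m_\kappa\tilde\varphi=\tilde\varphi m_\kappa$, and $\lambda_\kappa$ commutes with $\tilde\varphi$, so $m_0\varphi=\varphi m_0$. Hence $m_0\in M\bar\otimes L^\infty(L)$.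

The operator $\lambda_\kappa^*\pi(y)\lambda_\kappa$ has fibre $\alpha_{ch}^{-1}(y)=\alpha_h^{-1}(\alpha_c^{-1}(y))$ at $(h,p)$, so it is $\pi(\alpha_c^{-1}(y))$. Therefore $m_0\pi(y)=\lambda_\kappa^*\pi(y)m_\kappa=\pi(\alpha_c^{-1}(y))m_0$. With $\mathcal V=(v_h)$ as in Section 7, $n=\mathcal Vm_0\mathcal V^*\in M\bar\otimes L^\infty(L)$ satisfies $n(y\otimes1)=(\alpha_c^{-1}(y)\otimes1)n$. Every slice $n_0$ of $n$ satisfies $n_0y=\alpha_c^{-1}(y)n_0$. By (3.1) and outerness, $n=0$ unless $c=1$.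

Let $c=1$, $\kappa\neq e$, so $a\ne0$. Then $n\in(M\otimes1)'\cap(M\bar\otimes L^\infty(L))=1\otimes L^\infty(L)$, so $m_0=1\otimes\varphi$. Now $\lambda_\kappa^*\mathbb U_t^\psi\lambda_\kappa=e^{-ita}\mathbb U_t^\psi$, and $m_\kappa$ commutes with $\mathbb U^\psi_t$. So $\varphi\,\mathbb U_t^\psi=e^{-ita}\mathbb U_t^\psi\varphi=e^{-ita}\varphi\,\mathbb U_t^\psi$ for all $t$, and $\varphi=0$.

Hence $m_\kappa=0$ for $\kappa\ne e$, and $r1_W=m_e$ commutes with $L^\infty(L)$. So $(r\varphi-\varphi r)1_W=0$ for $\varphi\in L^\infty(L)$. Countably many such $W$ cover $L$, so $r$ commutes with $L^\infty(L)$.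

### 9.2 The case $K/K_0\cong\mathbb R$: coordinates and slices

*Purpose: to choose coordinates in which $K$ acts by a translation in $p$ and by $K_0$ in $G$, and to peel off the variable in $G$.* As $K_0$ is discrete, $K\to\mathbb R$ is a covering map. Let $s\mapsto k_s\in K$ be the continuous lift of $\mathrm{id}_{\mathbb R}$ with $k_0=e$. The map $(s,t)\mapsto k_sk_tk_{s+t}^{-1}$ is continuous with values in the discrete $K_0$, hence trivial. So $k_s=(g_s,s)$ is a homomorphism. For $\kappa\in K_0$ the map $s\mapsto\kappa k_s\kappa^{-1}k_s^{-1}\in K_0$ is continuous, hence trivial, so $\kappa$ commutes with all $g_s$. Also $K=K_0\{k_s\}$. Put $\delta_p=\alpha_{g_p}$ and $u_p=v_{g_p}$; in this subsection and the next, $u_p$ denotes this strongly continuous one-parameter unitary group on $L^2(M)$.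

The map $(a,p)\mapsto(g_pa,p)$ is a measure preserving homeomorphism $G\times\mathbb R\to L$. In the coordinates $(a,p)$ the operator $\pi(y)$ has fibres $\alpha_a^{-1}\delta_p^{-1}(y)$, and $\mathbb U_t^\psi$ has fibres $e^{-itp}\Delta^{it}_{\psi\delta_p\alpha_a,\psi}$. The element $k_s$ acts by $p\mapsto p+s$, and $\kappa\in K_0$ acts by $a\mapsto\kappa a$. So $Z=L^\infty(K_0\backslash G)\otimes1$.

Let $r\in\mathcal R$, let $O$ be an open neighbourhood of $1\in G$ with $OO^{-1}\cap K_0=\{1\}$, and $W=Oa_0$. As in 9.1, now in the variable $a$, with $K_0$ countable and $1_W$ short for $1_{W\times\mathbb R}$,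
$$r1_W=\sum_{\kappa\in K_0}m_\kappa,\quad m_\kappa=1_{\kappa W}r1_W\in\mathcal R,\quad m_0=\lambda_\kappa^*m_\kappa\in M\bar\otimes L^\infty(G)\bar\otimes B(L^2(\mathbb R)).$$
Fix $\kappa$. Let $\mathcal V_G=(v_a)_{a\in G}$, which normalizes $M'\bar\otimes L^\infty(G)\otimes1$ and so its commutant $M\bar\otimes L^\infty(G)\bar\otimes B(L^2(\mathbb R))$. Put $\rho'=\mathcal V_Gm_0\mathcal V_G^*$. The fibre of $\lambda_\kappa^*\pi(y)\lambda_\kappa$ is $\alpha_a^{-1}\alpha_\kappa^{-1}\delta_p^{-1}(y)$, so $m_\kappa\pi(y)=\pi(y)m_\kappa$ becomes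
$$\rho'\,(\delta_p^{-1}(y))_p=(\alpha_\kappa^{-1}\delta_p^{-1}(y))_p\,\rho' .$$
The operator $\mathcal V_G\lambda_\kappa^*\mathbb U_t^\psi\lambda_\kappa\mathcal V_G^*$ has fibres
$$e^{-itp}\Delta^{it}_{\psi\delta_p\alpha_\kappa,\psi\alpha_a^{-1}}=Jd_{a,t}J\;e^{-itp}\Delta^{it}_{\psi\delta_p\alpha_\kappa,\psi},\qquad d_{a,t}=[D\psi\alpha_a^{-1}:D\psi]_t,$$
by (6.1), with $d_{a,t}$ strongly continuous in $a$; the same with $\kappa=1$ describes $\mathcal V_G\mathbb U^\psi_t\mathcal V_G^*$. The operator $(Jd_{a,t}J)_a\in M'\bar\otimes L^\infty(G)\otimes1$ commutes with $\rho'$ and cancels. So $\rho'\mathbb X_t=\mathbb X_t^\kappa\rho'$ with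
$$\mathbb X_t=(e^{-itp}\Delta_{\psi\delta_p,\psi}^{it})_p,\qquad\mathbb X_t^\kappa=(e^{-itp}\Delta^{it}_{\psi\delta_p\alpha_\kappa,\psi})_p .$$
Both relations are constant in $a$. Since slice maps are bimodular over operators acting trivially on the sliced factor, every slice $\rho=(\mathrm{id}\otimes\mu\otimes\mathrm{id})(\rho')\in M\bar\otimes B(L^2(\mathbb R))$, $\mu\in B(L^2(G))_*$, satisfies
$$\rho\,(\delta_p^{-1}(y))_p=(\alpha_\kappa^{-1}\delta_p^{-1}(y))_p\,\rho\quad(y\in M),\qquad\rho\,\mathbb X_t=\mathbb X_t^\kappa\,\rho\quad(t\in\mathbb R).\tag{9.1}$$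
For another faithful normal state $\chi$ and $c_t=[D\chi:D\psi]_t$, (6.1) gives $\mathbb X_t^\chi=(Jc_tJ\otimes1)(\delta_p^{-1}(c_t))_p\mathbb X_t$ and $\mathbb X_t^{\chi,\kappa}=(Jc_tJ\otimes1)(\alpha_\kappa^{-1}\delta_p^{-1}(c_t))_p\mathbb X_t^\kappa$ for the operators formed with $\chi$. Since $\rho$ commutes with $Jc_tJ\otimes1$, (9.1) holds with $\chi$ in place of $\psi$.

### 9.3 The slices are diagonal in $p$

**Claim.** $\rho\in M\bar\otimes L^\infty(\mathbb R)$.

To see what to expect, take $M=\mathbb C$ for a moment. Then (9.1) says that $\rho\in B(L^2(\mathbb R))$ commutes with $e^{-itp}$, equivalently with $e^{-p/2}$: a kernel $\rho(p',p)$ must satisfy $(e^{-p/2}-e^{-p'/2})\rho(p',p)=0$. In general $e^{-p/2}$ comes together with the unitary $u_p^*$ on $L^2(M)$, and the relation exchanges the two vectors to which $\rho$ is applied. Using it twice restores the order, and iterating makes the scalar factor $e^{-(p'-p)}$ dominate.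

Put $E(p)\xi=e^{-p/2}u_p^*\xi$, and for compactly supported $f,f'\in L^2(\mathbb R)$ and $\xi,\eta\in L^2(M)$
$$T(f,f';\xi,\eta)=\langle\rho(\xi\otimes f),J\eta\otimes f'\rangle .$$
It is linear in $f,\xi,\eta$, antilinear in $f'$, and $|T|\le\|\rho\|\|f\|\|f'\|\|\xi\|\|\eta\|$.

**Step 1: exchange relation.** *Purpose: to extract the analytic content of (9.1).* For all $\xi,\eta\in L^2(M)$,
$$\big\langle\rho\,(E(p)\xi f(p))_p,\;J\eta\otimes f'\big\rangle=\big\langle\rho(\eta\otimes f),\;(Jv_\kappa^*E(p')\xi\,f'(p'))_{p'}\big\rangle.\tag{9.2}$$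
First let $\xi=\chi^{1/2}$, $\chi$ a faithful normal state. Let $\mathbb D_1,\mathbb D_2$ be given by Lemma 6.2 on $Y=\mathbb R$ for the fields $e^{-p}\Delta_{\chi\delta_p,\chi}$ and $e^{-p}\Delta_{\chi\delta_p\alpha_\kappa,\chi}$, with core $M\chi^{1/2}$. By (9.1) for $\chi$, $\rho\mathbb D_1^{it}=\mathbb D_2^{it}\rho$. So $\begin{pmatrix}0&0\\\rho&0\end{pmatrix}$ commutes with $(\mathbb D_1\oplus\mathbb D_2)^{it}$, hence with functions of $\mathbb D_1\oplus\mathbb D_2$, and $\rho\,\mathbb D_1^{1/2}\subset\mathbb D_2^{1/2}\rho$. Now $(\chi\delta_p)^{1/2}=u_p^*\chi^{1/2}$ and $(\chi\delta_p\alpha_\kappa)^{1/2}=v_\kappa^*u_p^*\chi^{1/2}$, so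
$$\mathbb D_1^{1/2}(\chi^{1/2}\otimes f)=(E(p)\chi^{1/2}f(p))_p,\qquad\mathbb D_2^{1/2}(z\chi^{1/2}\otimes f')=\big((v_\kappa^*E(p')\chi^{1/2})z\,f'(p')\big)_{p'}\quad(z\in M).$$
Put $\eta=\chi^{1/2}z^*$, so $J\eta=z\chi^{1/2}$. Since $\rho$ commutes with right multiplications,
$$\langle\rho(E(p)\chi^{1/2}f)_p,z\chi^{1/2}\otimes f'\rangle=\langle\rho(\chi^{1/2}\otimes f),((v_\kappa^*E(p')\chi^{1/2})zf')_{p'}\rangle=\langle\rho(\chi^{1/2}z^*\otimes f),(v_\kappa^*E(p')\chi^{1/2}f')_{p'}\rangle,$$
which is (9.2), because $J$ fixes $v_\kappa^*E(p')\chi^{1/2}$, a positive multiple of $(\chi\delta_{p'}\alpha_\kappa)^{1/2}$. It extends to all $\eta$ by density of $\chi^{1/2}M$. Both sides of (9.2) are linear and continuous in $\xi$ (two antilinearities cancel on the right), and the vectors $\chi^{1/2}$, $\chi$ faithful, span a dense subspace of $L^2(M)$. So (9.2) holds for all $\xi$.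

**Step 2: power series.** *Purpose: to iterate (9.2), although $E(p)$ depends on $p$.* Write $u_p=e^{ipX}$ with $X$ self-adjoint, fix $B>0$ and let $L^2_B=1_{[-B,B]}(X)L^2(M)$. On $L^2_B$ the function $E(z)=e^{-z(1/2+iX)}$ is entire, with $\|\frac12+iX\|\le C:=\frac12+B$. As $\kappa$ commutes with all $g_p$, $v_\kappa$ commutes with $u_p$, hence with $X$ and $E(z)$, and preserves $L^2_B$. Let $\operatorname{supp}f\subset[p_0-r_0,p_0+r_0]$, $\operatorname{supp}f'\subset[p_0'-r_0,p_0'+r_0]$, and $x=p-p_0$, $x'=p'-p_0'$. Consider formal power series $a=\sum_{k,l}x^kx'^la_{kl}$ with coefficients in $L_B^2$ and $\|a\|_{r_0}:=\sum\|a_{kl}\|r_0^{k+l}<\infty$. For two such series put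
$$\tilde T(a,b)=\sum_{k,l,m,n}T(x^{k+m}f,x'^{\,l+n}f';a_{kl},b_{mn}),\qquad|\tilde T(a,b)|\le\|\rho\|\|f\|\|f'\|\,\|a\|_{r_0}\|b\|_{r_0}.$$
$E(\pm p)=E(\pm p_0)E(\pm x)$ and $E(\pm p')=E(\pm p_0')E(\pm x')$ are everywhere absolutely convergent power series in $x$, respectively $x'$, with commuting operator coefficients. They act on the series $a$ by Cauchy products, and $E(p)E(-p)a=a$.

For constants $\xi,\eta\in L_B^2$, expanding both sides of (9.2) gives $\tilde T(E(p)\xi,\eta)=\tilde T(\eta,v_\kappa^*E(p')\xi)$; powers of $x'$ are real and pass through $J$. Apply this with $x^{k+m}f$, $x'^{l+n}f'$, $\xi=a^-_{kl}$, $\eta=b_{mn}$, where $a^-=E(-p)a$, and sum; all series converge absolutely. The result is $\tilde T(E(p)a^-,b)=\tilde T(b,v_\kappa^*E(p')a^-)$, that is,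
$$\tilde T(a,b)=\tilde T(b,Sa),\qquad S:=v_\kappa^*E(p')E(-p).$$
Applying this twice, $\tilde T(a,b)=\tilde T(b,Sa)=\tilde T(Sa,Sb)$. As $S$ is invertible on these series, with inverse $v_\kappa E(-p')E(p)$, we get $\tilde T(a,b)=\tilde T(S^ja,S^jb)$ for all $j\in\mathbb Z$.

**Step 3: growth.** *Purpose: to conclude that $T=0$ for separated supports.* With $s=p_0'-p_0$ we have $S^j=v_\kappa^{-j}E(jx')E(-jx)E(js)$. For a constant $\xi\in L_B^2$, $\|E(js)\xi\|=e^{-js/2}\|\xi\|$ and so $\|S^j\xi\|_{r_0}\le e^{-js/2+2|j|r_0C}\|\xi\|$. Hence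
$$|T(f,f';\xi,\eta)|\le\|\rho\|\|f\|\|f'\|\|\xi\|\|\eta\|\,e^{-js+4|j|r_0C}\qquad(j\in\mathbb Z).$$
If $s\ne0$ and $4Cr_0<|s|$, let $|j|\to\infty$ with $js>0$: $T(f,f';\xi,\eta)=0$.

Let now $f,f'$ have disjoint compact supports at distance $d>0$. Cut both into finitely many pieces supported in intervals of radius $r_0$ with $(4C+2)r_0<d$, centred at points of the supports. For any two such pieces $|s|\ge d>4Cr_0$. So $T(f,f';\xi,\eta)=0$ for $\xi,\eta\in L_B^2$. As $B$ is arbitrary, $(1\otimes f'^*)\rho(1\otimes f)=0$. So $1_{C'}\rho1_{C''}=0$ for disjoint compact $C',C''\subset\mathbb R$, and by regularity $\rho$ commutes with $L^\infty(\mathbb R)$. The claim is proved.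

### 9.4 End of the case $K/K_0\cong\mathbb R$

*Purpose: to finish as in the discrete case.* Conjugate $\rho\in M\bar\otimes L^\infty(\mathbb R)$ by $(u_p)_p$, which normalizes this algebra. Since $\alpha_\kappa\delta_p=\delta_p\alpha_\kappa$, (9.1) gives $\rho''\in M\bar\otimes L^\infty(\mathbb R)$ with $\rho''(y\otimes1)=(\alpha_\kappa^{-1}(y)\otimes1)\rho''$. Slicing and (3.1) give $\rho=0$ if $\kappa\ne1$. As the slice $\mu$ was arbitrary, $\rho'=0$ and $m_\kappa=0$ for $\kappa\ne1$. So $r1_W=m_1$, the term with $\kappa=1$. For $\kappa=1$ all slices $\rho$ of $\rho'$ commute with $L^\infty(\mathbb R)$, so $\rho'$, and hence $m_1=\mathcal V_G^*\rho'\mathcal V_G$, commutes with $1\otimes1\otimes L^\infty(\mathbb R)$. It also commutes with $L^\infty(G)$ in the variable $a$. So $r1_W$ commutes with $L^\infty(L)$. Covering $G$ by countably many sets $W$, $r$ commutes with $L^\infty(L)$, and $K=\{e\}$. (As $K$ maps onto $\mathbb R$ in this case, the case does not occur.) Proposition B is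 proved. $\square$

## 10. Completion of the proofs of Theorems 2, 1 and 3

**Proof of Theorems 2 and 1.** By Section 5 we may assume $G$ $\sigma$-compact and $M$ $\sigma$-finite. Propositions A and B give $K=\{e\}$, and Step 5 of Section 7 gives $\pi(M)'\cap(M\bar\otimes B(L^2(G)))=1\otimes L^\infty(G)$. Lemma 2.2 gives $M'\cap(M\rtimes_\alpha G)=\mathbb C$. This is Theorem 2, and Theorem 1 is its case $H_\alpha=\{1\}$. $\blacksquare$

**Proof of Theorem 3.** First we reduce to $\sigma$-compact $G$. Let $x\in\pi(M)'\cap(M\bar\otimes B(L^2(G)))$, $\varphi\in L^\infty(H_\alpha\backslash G)$, $C$ compact and $G_1\supset C$ an open $\sigma$-compact subgroup. Then $\varphi|_{G_1}$ is left invariant under $H_{\alpha|G_1}=H_\alpha\cap G_1$. The result for $G_1$, applied to $1_{G_1}x1_{G_1}$, gives $1_C(x\varphi-\varphi x)1_C=0$, for every $C$. So $x$ commutes with $\varphi$.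

Let $G$ be $\sigma$-compact. $M$ is $\sigma$-finite. Its trace $\tau$ is $\alpha$-invariant, so it lies in $\mathcal T$, and we take $\psi=\tau$. Then $\Delta_{\tau_h,\tau}=\Delta_\tau=1$, so $\mathbb U_t^\tau$ is multiplication by $e^{-itp}$. Hence $\mathcal R=R_1\bar\otimes L^\infty(\mathbb R)$ with $R_1=\pi(M)'\cap(M\bar\otimes B(L^2(G)))$, and $Z=Z(R_1)\bar\otimes L^\infty(\mathbb R)$. Since $Z$ contains $1\otimes L^\infty(\mathbb R)$, all functions of $p$ are left $K$-invariant, so $K=K_1\times\{0\}$ with $K_1\subset G$ closed, and $Z(R_1)=L^\infty(K_1\backslash G)$. Proposition A, which uses no outerness, gives $K_1\subset H_\alpha$. So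
$$L^\infty(H_\alpha\backslash G)\subset L^\infty(K_1\backslash G)=Z(R_1),$$
and $R_1$ commutes with $L^\infty(H_\alpha\backslash G)$. The statement for $M'\cap(M\rtimes_\alpha G)$ follows, since this algebra is contained in $R_1$. $\blacksquare$
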